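\title{Simple C$^*$-algebras with the Elliott invariant of an AF algebra that are not isomorphic to their opposites}

\begin{abstract}
We construct a simple separable unital exact C$^*$-algebra $B$ with a unique tracial state, KK-equivalent to $\mathbb{C}$ through the unit map, with the following property. For every infinite-dimensional simple unital AF algebra $F$, the algebra $A=F\otimes B$ is simple, separable, stably finite, has stable rank one, real rank zero and the Elliott invariant of $F$, and is not isomorphic to its opposite algebra. This solves a problem posed by Phillips. The same $B$ works for simple nuclear $\mathcal{Z}$-absorbing $F$ with a trace, and we determine which countable subgroups of $\mathbb{R}$ occur as the ordered $K_0$-group of such an example with a unique trace: exactly the noncyclic ones. The algebra $B$ is a reduced free product of two contractible algebras, one of which is a cone over a dense subalgebra of a McDuff factor $M\not\cong M^{\mathrm{op}}$. The factor $M$ is recovered from $A$ by a deformation and spectral gap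 argument.
\end{abstract}

\section{Introduction}

For a C$^*$-algebra $A$, the opposite algebra $A^{\mathrm{op}}$ is $A$ with the multiplication reversed and all other operations, including the scalar multiplication, unchanged. An isomorphism $A\to A^{\mathrm{op}}$ is the same thing as an \emph{anti-automorphism} of $A$: a linear $*$-preserving bijection $\Psi$ with $\Psi(xy)=\Psi(y)\Psi(x)$. The algebras one meets first have one: the identity on a commutative algebra, transposition on $M_n(\mathbb{C})$, the map $\lambda_a\mapsto\lambda_{a^{-1}}$ on a reduced group C$^*$-algebra. The involution $x\mapsto x^*$ also reverses products, but it is conjugate linear. So an obstruction to $A\cong A^{\mathrm{op}}$ should look like a nonreal scalar, attached to $A$, that is conjugated when one passes to $A^{\mathrm{op}}$.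

The \emph{Elliott invariant} of a unital C$^*$-algebra $A$ is the tuple
\[
\bigl(K_0(A),K_0(A)_+,[1_A],K_1(A),T(A),\rho_A\bigr),
\]
where $T(A)$ is the tracial state space and $\rho_A$ is the pairing between $T(A)$ and $K_0(A)$. It cannot see such a scalar. Transposition identifies $M_n(A)^{\mathrm{op}}$ with $M_n(A^{\mathrm{op}})$, and an algebra and its opposite have the same projections, unitaries, homotopies and traces; so $A$ and $A^{\mathrm{op}}$ always have the same Elliott invariant. In a class of algebras that is closed under taking opposites and classified by this invariant, every member is therefore isomorphic to its opposite. Unital AF algebras form such a class. It is then natural to ask how much of the structure of an AF algebra an algebra $A\not\cong A^{\mathrm{op}}$ can share.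

Recall that a unital $A$ has \emph{stable rank one}, $\operatorname{tsr}(A)=1$, if its invertible elements are dense; \emph{real rank zero}, $\operatorname{RR}(A)=0$, if the invertible self-adjoint elements are dense in the self-adjoint ones; and is \emph{stably finite} if no $M_n(A)$ contains a nonunitary isometry. AF algebras have all three properties. There exists a simple separable C$^*$-algebra $A\not\cong A^{\mathrm{op}}$ that is nonnuclear and stably finite, has real rank zero, stable rank one, a unique tracial state and trivial $K_1$, and whose $K_0$-group is order isomorphic to some countable subgroup of $\mathbb{R}$. Which subgroups of $\mathbb{R}$ can be obtained in this way was not known. Phillips \cite{Phillips} posed the following problem.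

\begin{quote}
\textbf{Problem.} Let $F$ be an infinite-dimensional simple unital AF algebra. Find a simple separable stably finite unital C$^*$-algebra $A$ with $A\not\cong A^{\mathrm{op}}$ such that $\operatorname{tsr}(A)=1$, $\operatorname{RR}(A)=0$, and $A$ has the same Elliott invariant as $F$.
\end{quote}

We show that such an $A$ exists for every $F$, and that one fixed algebra $B$ serves all $F$ at once. Tensor products of C$^*$-algebras are minimal, $\mathcal{K}$ denotes the compact operators, $\mathcal{Z}$ the Jiang--Su algebra, and $A$ is \emph{$\mathcal{Z}$-absorbing} if $A\cong A\otimes\mathcal{Z}$.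

\begin{theorem}\label{thm:main}
There is a simple separable unital exact C$^*$-algebra $B$ with a unique tracial state, such that the unit map $\mathbb{C}\to B$ is a KK-equivalence, and such that for every infinite-dimensional simple unital AF algebra $F$ the algebra $A=F\otimes B$ is simple, separable, unital, stably finite, exact and $\mathcal{Z}$-absorbing, $\operatorname{tsr}(A)=1$, $\operatorname{RR}(A)=0$, $A$ has the Elliott invariant of $F$, and $A\not\cong A^{\mathrm{op}}$.
\end{theorem}

\begin{theorem}\label{thm:second}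
Let $B$ be the algebra constructed in the proof of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] Let $F$ be any simple separable unital nuclear $\mathcal{Z}$-absorbing C$^*$-algebra with $T(F)\neq\emptyset$, and let $A=F\otimes B$. Then $A$ is simple, separable, unital, exact, stably finite and $\mathcal{Z}$-absorbing, $\operatorname{tsr}(A)=1$, $A$ has the same Elliott invariant as $F$, $\operatorname{RR}(A)=0$ if and only if $\operatorname{RR}(F)=0$, and even $A\otimes\mathcal{K}\not\cong(A\otimes\mathcal{K})^{\mathrm{op}}$.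
\item[(b)] If $F$ is a finite-dimensional simple unital AF algebra, there is no simple separable stably finite unital $A\not\cong A^{\mathrm{op}}$ with $\operatorname{tsr}(A)=1$, $\operatorname{RR}(A)=0$ and the Elliott invariant of $F$.
\item[(c)] A countable subgroup $G\subset\mathbb{R}$ is order isomorphic to $K_0(A)$ for some simple separable stably finite unital $A\not\cong A^{\mathrm{op}}$ with $\operatorname{RR}(A)=0$, $\operatorname{tsr}(A)=1$, a unique tracial state and $K_1(A)=0$ if and only if $G$ is not cyclic (equivalently, $G$ is dense in $\mathbb{R}$).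
\end{enumerate}
\end{theorem}

\subsection*{Where the asymmetry is stored, and how it is recovered}
An isomorphism $A\to A^{\mathrm{op}}$ permutes the extreme traces. So if every extreme trace $\tau$ of $A$ generates the same von Neumann algebra $\pi_\tau(A)''\cong\mathcal{N}$, then $A\cong A^{\mathrm{op}}$ forces $\mathcal{N}\cong\mathcal{N}^{\mathrm{op}}$. This test never succeeds for nuclear $A$: then $\mathcal{N}$ is an injective finite factor, that is, a matrix algebra or the hyperfinite II$_1$ factor $R$, and these are isomorphic to their opposites. The algebras of Theorems~\ref{thm:main} and~\ref{thm:second}(a) pass the test, so they are not nuclear; in particular Theorem~\ref{thm:second}(c) determines the subgroups of $\mathbb{R}$ asked for above.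

The task is to place an asymmetric II$_1$ factor inside the tracial completion of an algebra whose K-theory we control. Each step of the construction solves one problem and creates the next.
\begin{enumerate}
\item We build, after Connes, a II$_1$ factor $M\not\cong M^{\mathrm{op}}$ that is isomorphic to all its amplifications, and a weakly dense exact C$^*$-subalgebra $D\subset M$ (Section~\ref{sec:M}). The asymmetric scalar is a cube root of unity. We have no control over the K-theory, ideals or traces of $D$.
\item The unitized cone $A_1=\{f\in C([0,1],D): f(0)\in\mathbb{C}1\}$ is homotopy equivalent to $\mathbb{C}$, whatever $D$ is, and still generates $P=L^\infty[0,1]\otimes M$. But $A_1$ is far from simple.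
\item The reduced free product $B$ of $A_1$ with $A_2=C([-2,2])$ is simple with a unique trace, and we prove that it keeps the K-theory of $\mathbb{C}$ (Section~\ref{sec:B}). Its trace generates $N=P*W^*(h)$ with $h$ semicircular. But $B$ has no projections other than $0$ and $1$.
\item Tensoring with $F$ installs the invariant of $F$ and, through $\mathcal{Z}$-absorption, the two ranks (Section~\ref{sec:proofs}). Every extreme trace of $F\otimes B$ generates $R\otimes N$.
\end{enumerate}
It remains to undo these steps at the von Neumann level, that is, to show that $R\otimes N\cong R\otimes N^{\mathrm{op}}$ would give $M\cong M^{\mathrm{op}}$. Section~\ref{sec:rigid} cancels the tensor factor $R$, locates $P$ inside the free product $N$, and disintegrates $P$ over its center. Each of these operations determines the result only up to passing to a corner, which is why $M$ must be isomorphic to its amplifications.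

\section{Tools from tracial von Neumann algebras}\label{sec:prelim}

All von Neumann algebras have separable predual, except ultrapowers. A \emph{tracial} von Neumann algebra $N$ carries a fixed faithful normal tracial state $\tau$; traces on finite factors are normalized. We put $\|x\|_2=\tau(x^*x)^{1/2}$ and $\langle x,y\rangle=\tau(y^*x)$, and use $\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|$ constantly. We write $\mathcal{U}(N)$ for the unitary group, $(N)_1$ for the unit ball, $[x,y]=xy-yx$, and, for a subalgebra $P\subset N$, $e_P$ for the orthogonal projection onto $L^2(P)$ and $E_P$ for the trace-preserving conditional expectation onto $P$. For a II$_1$ factor $M$ and $t>0$, the amplification $M^t$ is $pM_n(M)p$ with $(\operatorname{Tr}\otimes\tau)(p)=t$.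

Fix a free ultrafilter $\omega$ on $\mathbb{N}$. The ultrapower $M^\omega$ is the algebra of bounded sequences in $M$ modulo those with $\lim_\omega\|x_n\|_2=0$. It is tracial, contains $M$ as the constant sequences, its unitaries lift to sequences of unitaries, and $E_{P^\omega}((x_n))=(E_P(x_n))$ for $P\subset M$. The \emph{central sequence algebra} is $M_\omega=M'\cap M^\omega$. An automorphism or anti-automorphism $\theta$ of a II$_1$ factor $M$ preserves the trace, so acts coordinatewise on $M^\omega$; this action $\theta^\omega$ preserves $M_\omega$.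

\subsection{Standard facts}
\begin{enumerate}
\item[(V1)] There is a unique hyperfinite II$_1$ factor $R$; hence $R\cong R^{\mathrm{op}}\cong R^t$. By Connes' theorem every injective II$_1$ factor is isomorphic to $R$.
\item[(V2)] $(M^s)^t\cong M^{st}$, $(M_1\otimes M_2)^t\cong M_1^t\otimes M_2$ and $(M^t)^{\mathrm{op}}\cong(M^{\mathrm{op}})^t$.
\item[(V3)] McDuff's theorem: if $M_\omega$ is not commutative, then $M\cong M\otimes R$.
\item[(V4)] A II$_1$ factor $N$ has \emph{property $\Gamma$} if there are unitaries $u_n\in N$ with $\tau(u_n)=0$ and $\|[u_n,x]\|_2\to0$ for all $x\in N$. The factor $R$ has it, hence so does every $R\otimes N_2$.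
\item[(V5)] A finite von Neumann algebra $S$ has a unique center-valued trace $\operatorname{ctr}$. For projections, $\operatorname{ctr}(e)\le\operatorname{ctr}(f)$ implies $e\precsim f$, and the support of $\operatorname{ctr}(e)$ is the central support of $e$. If $S$ is of type II$_1$, its unit is a sum of $n$ equivalent projections for each $n$.
\item[(V6)] If $Q\subset N$ is a unital subalgebra and $f\in Q'\cap N$ a projection, then $(Qf)'\cap fNf=f(Q'\cap N)f$. If $Q\subset N_1$, then $(Q\otimes1)'\cap(N_1\otimes N_2)=(Q'\cap N_1)\otimes N_2$.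
\item[(V7)] A tracial $Q$ is \emph{diffuse} if it has no minimal projection; then it contains unitaries $y_k\to0$ weakly. The image of $Q$ under a nonzero normal homomorphism is isomorphic to a direct summand of $Q$, so it is diffuse again.
\end{enumerate}

\subsection{Producing and using intertwiners}
Approximate commutation relations that hold uniformly over a group can be made exact.

\begin{lemma}\label{lem:hull}
Let $N$ be tracial, let a group act by linear isometries on a closed subspace $\mathcal{H}\subset L^2(N)$, and let $\mathcal{O}\subset\mathcal{H}\cap(N)_1$ be an orbit. If $\|x-x_0\|_2\le\delta$ for all $x\in\mathcal{O}$ and some $x_0\in L^2(N)$, then there is a fixed point $y\in\mathcal{H}\cap(N)_1$ with $\|y-x_0\|_2\le\delta$.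
\end{lemma}

\begin{proof}
The closed convex hull of $\mathcal{O}$ is invariant, lies in the ball of radius $\delta$ around $x_0$, and lies in $(N)_1$ because $(N)_1$ is convex and $\|\cdot\|_2$-complete. Its unique element of minimal norm is fixed.
\end{proof}

\begin{lemma}\label{lem:polar}
Let $Q\subset N$ be a $*$-subalgebra, $\psi:Q\to N$ a $*$-homomorphism and $y\in N$ with $\psi(x)y=yx$ for $x\in Q$. Then $y^*y$ commutes with $Q$, $yy^*$ commutes with $\psi(Q)$, and the polar part $y_0$ of $y$ satisfies $\psi(x)y_0=y_0x$ for $x\in Q$.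
\end{lemma}

\begin{proof}
Taking adjoints gives $y^*\psi(x)=xy^*$, so $y^*yx=y^*\psi(x)y=xy^*y$ and $\psi(x)yy^*=yxy^*=yy^*\psi(x)$. Thus $|y|$ and its support $y_0^*y_0$ commute with $Q$. From $(\psi(x)y_0-y_0x)|y|=0$ we get $0=(\psi(x)y_0-y_0x)y_0^*y_0=\psi(x)y_0-y_0x$.
\end{proof}

Let $N$ be tracial, $P\subset N$ a unital subalgebra and $Q\subset rNr$ a subalgebra with unit a projection $r\in N$. We write $Q\prec_NP$ if there is \emph{no} net $u_k\in\mathcal{U}(Q)$ with $\|E_P(xu_ky)\|_2\to0$ for all $x,y\in N$.

\begin{theorem}[Popa {\cite[Thm.~2.1, Cor.~2.3]{Popa06}}]\label{thm:popa}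
If $Q\prec_NP$, there are projections $q\in Q$, $f\in P$, a unital normal $*$-homomorphism $\psi:qQq\to fPf$ and a nonzero partial isometry $v\in fNq$ with $\psi(x)v=vx$ for $x\in qQq$.
\end{theorem}

\subsection{A free group and its spectral gap}\label{sub:gap}
Let $\Lambda$ be the free group on $g,g'$, let $\deg:\Lambda\to\mathbb{Z}$ be the exponent sum of $g$, and let $\Lambda_0=\{x\in\Lambda:3\mid\deg x\}$. It is normal of index $3$ and free on $g^3$, $g'$, $gg'g^{-1}$, $g^2g'g^{-2}$. Let $\lambda$ be its left regular representation, $\mathcal{L}=L(\Lambda_0)$ its group von Neumann algebra, and $\Sigma\subset\Lambda_0$ a finite symmetric generating set. Since $\Lambda_0$ is not amenable, Kesten's theorem gives $\|\sum_{a\in\Sigma}\lambda_a\|<|\Sigma|$. Put $c_0=2(|\Sigma|-\|\sum_\Sigma\lambda_a\|)>0$.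

A unitary representation $\pi$ of $\Lambda_0$ is \emph{weakly contained} in $\lambda$ if $\|\pi(f)\|\le\|\lambda(f)\|$ for all $f$ in the group algebra. Such a $\pi$ satisfies
\begin{equation}\label{eq:gap}
\sum_{a\in\Sigma}\|\pi(a)\xi-\xi\|^2=2|\Sigma|\,\|\xi\|^2-2\operatorname{Re}\Bigl\langle\sum_{a\in\Sigma}\pi(a)\xi,\xi\Bigr\rangle\ge c_0\|\xi\|^2 .
\end{equation}
Weak containment in $\lambda$ passes to direct sums and subrepresentations. It holds for a representation induced from a character of an amenable subgroup, because induction preserves weak containment and induces the regular representation to the regular representation. Fell's absorption principle says that $\lambda\otimes\pi$ is a multiple of $\lambda$ for every $\pi$.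

\subsection{Free products}\label{sub:free}
Let $A_i$ ($i\in I$) be unital $*$-subalgebras of a tracial von Neumann algebra $N$ that generate it, and $A_i^\circ=A_i\cap\ker\tau$. A \emph{reduced word} is a product $a_1\cdots a_n$ with $n\ge1$, $a_l\in A_{i_l}^\circ$ and $i_l\ne i_{l+1}$. The $A_i$ are \emph{free} if $\tau$ vanishes on all reduced words; then $N$ is the free product of the algebras $A_i''$ with respect to the traces. Writing $a=\tau(a)1+a^\circ$ repeatedly, one sees that $1$ and the reduced words span the $*$-algebra generated by the $A_i$. Reduced words with different index sequences are orthogonal in $L^2(N)$, so: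
\begin{enumerate}
\item[(F)] for $J\subset I$, the expectation onto $(\bigcup_{j\in J}A_j)''$ annihilates every reduced word that contains a letter with index outside $J$.
\end{enumerate}
For unital C$^*$-algebras with faithful traces, the reduced free product $(A_1,\tau_1)*_r(A_2,\tau_2)$ is the C$^*$-algebra generated by $A_1$ and $A_2$ in $\pi_{\tau_1}(A_1)''*\pi_{\tau_2}(A_2)''$.

\begin{lemma}\label{lem:collapse}
Let $I=\{1,2\}$, $k\in I$, and let each of $x,y$ be $1$ or a reduced word whose last letter is not in $A_k$. Then $E_{A_k''}(x^*y)=\tau(x^*y)1$.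
\end{lemma}

\begin{proof}
We show by induction on the total length that $x^*y$ is a scalar plus a sum of reduced words that begin or end with a letter not in $A_k$; then (F) applies. Let $x=x_1\cdots x_n$, $y=y_1\cdots y_m$. If $n=0$, or $m=0$, or $x_1,y_1$ lie in different algebras, then $x^*y$ is $1$ or a reduced word that begins with $x_n^*$ or ends with $y_m$. Otherwise write $x_1^*y_1=\tau(x_1^*y_1)+(x_1^*y_1)^\circ$. The scalar term is covered by the induction hypothesis. The other term is a reduced word, which begins with $x_n^*$ if $n\ge2$, ends with $y_m$ if $m\ge2$, and is a single letter not in $A_k$ if $n=m=1$.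
\end{proof}

A self-adjoint $h$ is \emph{semicircular} if its distribution is the measure $\mu$ on $[-2,2]$ with density $\frac1{2\pi}\sqrt{4-x^2}$. If $h,h'$ are free semicircular elements, then any real orthogonal $2\times2$ matrix transforms $(h,h')$ into another free semicircular pair, and so defines a trace-preserving automorphism of $W^*(h,h')$.

\section{A McDuff factor without anti-automorphisms}\label{sec:M}

Throughout, $\zeta=e^{2\pi i/9}$ and $\gamma=\zeta^3$. The construction follows Connes.

\subsection{The asymmetric scalar in its simplest form}\label{sub:model}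
Let $Q$ be a factor and $s\in\operatorname{Aut}(Q)$ with $s^3=\operatorname{Ad}v$ inner. Since $\operatorname{Ad}s(v)=s\operatorname{Ad}(v)s^{-1}=\operatorname{Ad}v$, we have $s(v)=\operatorname{ob}(s)v$ for a scalar $\operatorname{ob}(s)$. It does not depend on the choice of $v$, and $\operatorname{ob}(s)^3=1$ because $s^3(v)=v$. Three computations describe its behavior.
\begin{itemize}
\item \emph{Inner perturbation.} If $s'=\operatorname{Ad}(a)s$, then $s'^3=\operatorname{Ad}v'$ with $v'=as(a)s^2(a)v$, and $s'(v')=as(a)s^2(a)\,(vav^*)\operatorname{ob}(s)va^*=\operatorname{ob}(s)v'$. So $\operatorname{ob}(s')=\operatorname{ob}(s)$.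
\item \emph{Powers.} $(s^j)^3=\operatorname{Ad}v^j$ and $s^j(v^j)=\operatorname{ob}(s)^{j^2}v^j$. So $\operatorname{ob}(s^j)=\operatorname{ob}(s)^{j^2}$.
\item \emph{Anti-automorphisms.} If $s'=\Psi s\Psi^{-1}$, then $s'^3=\operatorname{Ad}\Psi(v)^*$ and $s'(\Psi(v)^*)=\overline{\operatorname{ob}(s)}\Psi(v)^*$. So $\operatorname{ob}(s')=\overline{\operatorname{ob}(s)}$.
\end{itemize}
Suppose $\operatorname{ob}(s)=\gamma$ and suppose that the group $\{\operatorname{Ad}(a)s^j\}$ is singled out by a property that survives conjugation by anti-automorphisms. On this group $\operatorname{ob}$ takes only the values $\gamma^{j^2}\in\{1,\gamma\}$, because $-1$ is not a square modulo $3$. An anti-automorphism would produce the value $\bar\gamma$, so there is none. With period $2$ in place of $3$ the scalar would be $\pm1$, and conjugation would not change it.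

We realize such an $s$ on $R$. There the group cannot be intrinsic, since $R\cong R^{\mathrm{op}}$. We then embed $R$ in a factor $M$ to which $s$ extends as an automorphism that is a limit of inner automorphisms and acts trivially on central sequences. Both properties are intrinsic, and in $M$ they are so rare that they pin down the powers of $s$.

\subsection{The automorphism $s$ of $R$}
In $M_9(\mathbb{C})$ let $V=\operatorname{diag}(1,\zeta,\dots,\zeta^8)$ and let $X$ be the cyclic shift $e_j\mapsto e_{j+1}$, so that $VXV^*=\zeta X$ and $V^9=X^9=1$. Let $R_0=\bigotimes_{k\ge1}(M_9(\mathbb{C}),\operatorname{tr})$, let $V_k,X_k$ be the copies in position $k$, $R_{\le n}$ the product of the first $n$ factors and $R_{>n}=R_{\le n}'\cap R_0$ the tail. Put $\nu=\bigotimes_k\operatorname{Ad}V$ and $w_n=V_1\cdots V_n$, so $\nu=\operatorname{Ad}w_n$ on $R_{\le n}$ and $\nu^9=\operatorname{id}$. To make the cube of $\nu$ inner we adjoin an implementing unitary: let $R=R_0\rtimes_{\nu^3}\mathbb{Z}/3$, generated by $R_0$ and a unitary $v$ with $v^3=1$, $vxv^*=\nu^3(x)$.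 Its elements are uniquely $\sum_{j=0}^2y_jv^j$ with $y_j\in R_0$, and $\tau(\sum y_jv^j)=\tau(y_0)$.

\begin{lemma}\label{lem:Rfactor}
$R$ is the hyperfinite II$_1$ factor.
\end{lemma}

\begin{proof}
Let $j\in\{1,2\}$ and $y\in R_0$ with $yx=\nu^{3j}(x)y$ for all $x\in R_0$. For $x\in R_{\le n}$ this says that $w_n^{-3j}y$ commutes with $x$, so $y=w_n^{3j}y'$ with $y'\in R_{>n}$. For $m<n$,
\[
E_{R_{\le m}}(y)=w_m^{3j}\operatorname{tr}(V^{3j})^{n-m}\tau(y')=0,
\]
since $\operatorname{tr}(V^{3j})=\frac19\sum_{k=0}^8\gamma^{jk}=0$. As $m$ is arbitrary, $y=0$. If $\sum y_jv^j$ commutes with $R_0$, then $y_jx=\nu^{-3j}(x)y_j$ for all $x$, so $y_1=y_2=0$ and $y_0$ is scalar. Thus $R$ is a II$_1$ factor. It is generated by the increasing finite-dimensional algebras $R_{\le n}+R_{\le n}v+R_{\le n}v^2$.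
\end{proof}

Define $s\in\operatorname{Aut}(R)$ by $s|_{R_0}=\nu$, $s(v)=\gamma v$; this respects the relations of the crossed product. Then $s^3=\operatorname{Ad}v$ (both are $\nu^3$ on $R_0$ and fix $v$), and $\operatorname{ob}(s)=\gamma$. The unitaries $w_n$ implement $\nu$ asymptotically but commute with $v$; a shift in the next position supplies the factor $\gamma$. Put $W_n=w_nX_{n+1}^{-1}$. Then
\begin{equation}\label{eq:Wn}
s(W_n)=\zeta^{-1}W_n,\qquad W_nxW_n^*=\nu(x)\ \ (x\in R_{\le n}),\qquad W_nvW_n^*=W_n\nu^3(W_n^*)v=\gamma v .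
\end{equation}
Hence $\operatorname{Ad}W_n\to s$ pointwise in $\|\cdot\|_2$. A genuinely inner automorphism $\operatorname{Ad}W$ fixes $W$; the scalar $\zeta^{-1}$ in \eqref{eq:Wn} measures the failure of this for $s$, and it is the form in which the asymmetry will be detected in $M$.

\subsection{The factor $M$}
The automorphism $s$ moves central sequences of $R$, for instance $(X_n^3)$. If we adjoin a unitary $U$ implementing $s$, only the $s$-fixed central sequences remain central, and on these $s$ is trivial. But we want $U^3$ to lie in the old algebra, and if $\operatorname{Ad}U=\sigma$ and $U^3=z$, then $\sigma(z)=z$: the scalar $\operatorname{ob}$ must be $1$. So we first tensor $s$ with an automorphism that has the opposite scalar, on a factor that contributes no central sequences.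

Let $\chi(x)=\zeta^{-\deg x}$ for $x\in\Lambda_0$. This is a character with $\chi^3=1$ and $\chi(g^3)=\bar\gamma$, invariant under conjugation by $g$. Define $\alpha\in\operatorname{Aut}(\mathcal{L})$ by $\alpha(\lambda_x)=\chi(x)\lambda_{gxg^{-1}}$ and let $u=\lambda_{g^3}$. Then $\alpha^k(\lambda_x)=\chi(x)^k\lambda_{g^kxg^{-k}}$, so $\alpha^3=\operatorname{Ad}u$ and $\alpha(u)=\bar\gamma u$.

Let $M_0=\mathcal{L}\otimes R$, $\sigma=\alpha\otimes s$ and $z=u\otimes v$. Then $\sigma^3=\operatorname{Ad}z$ and $\sigma(z)=z$. Choose a unitary $w\in\{z\}''$ with $w^3=z^*$. Then $\sigma(w)=w$, and $\sigma'=\operatorname{Ad}(w)\sigma$ satisfies $\sigma'^3=\operatorname{Ad}(w^3)\sigma^3=\operatorname{id}$. Let $M=M_0\rtimes_{\sigma'}\mathbb{Z}/3$ with implementing unitary $U'$, and put $U=w^*U'$. Since $U'$ commutes with $w$,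
\[
UxU^*=\sigma(x)\ \ (x\in M_0),\qquad U^3=z .
\]
Every element of $M$ is uniquely $\sum_{k=0}^2x_kU^k$ with $x_k\in M_0$, and $\|\sum x_kU^k\|_2^2=\sum\|x_k\|_2^2$. We write $\mathcal{L}$ and $R$ for $\mathcal{L}\otimes1$ and $1\otimes R$, and $(R_\omega)^s=\{c\in R_\omega:s^\omega(c)=c\}$.

\begin{lemma}\label{lem:gapM}
For $\xi\in L^2(M)$ we have $\|\xi-e_R\xi\|^2\le c_0^{-1}\sum_{a\in\Sigma}\|\lambda_a\xi-\xi\lambda_a\|^2$. Consequently $\mathcal{L}'\cap M=R$, $\mathcal{L}'\cap M^\omega=R^\omega$, $M$ is a II$_1$ factor, and $M_\omega=(R_\omega)^s$.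
\end{lemma}

\begin{proof}
Since $\Lambda$ is the disjoint union of $\Lambda_0,\Lambda_0g,\Lambda_0g^2$, the assignment $(\lambda_x\otimes r)U^k\mapsto\delta_{xg^k}\otimes r$ ($x\in\Lambda_0$, $k=0,1,2$) identifies $L^2(M)$ with $\ell^2(\Lambda)\otimes L^2(R)$. For $a\in\Lambda_0$,
\[
\lambda_a(\lambda_x\otimes r)U^k\lambda_a^*=(\lambda_{ax}\otimes r)\alpha^k(\lambda_a^*)U^k=\chi(a)^{-k}(\lambda_{axg^ka^{-1}g^{-k}}\otimes r)U^k ,
\]
so $\operatorname{Ad}\lambda_a$ acts by $\delta_y\otimes r\mapsto\chi(a)^{-\deg y}\delta_{aya^{-1}}\otimes r$. On the $\Lambda_0$-conjugacy orbit of $y\ne e$, this is the representation induced from the character $\chi^{-\deg y}$ of the centralizer of $y$ in $\Lambda_0$. The centralizer of a nontrivial element of a free group is cyclic, hence amenable. So the representation on the part $y\ne e$ is weakly contained in $\lambda$, and \eqref{eq:gap} applies to it. The part $y=e$ is $L^2(R)$, on which the action is trivial. This proves the inequality, and the two relative commutants follow by applying it to an element, or to each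 term of a sequence. A central element of $M$ lies in $R\cap R'=\mathbb{C}$. Finally, $c\in M^\omega$ lies in $M_\omega$ if and only if it commutes with $\mathcal{L}$, $R$ and $U$, that is, $c\in R_\omega$ and $c=UcU^*=s^\omega(c)$.
\end{proof}

\subsection{Automorphisms of $R$ that fix $(R_\omega)^s$}
An automorphism of $M$ that is trivial on $M_\omega$ and preserves $R$ is known to be trivial only on $(R_\omega)^s$. We show that this forces it to be a power of $s$ on $R$, up to an inner automorphism. This is a Galois correspondence for the action of $\mathbb{Z}/3$ on $R_\omega$ given by $s^\omega$, and its main input is the triviality of a relative commutant.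

\begin{lemma}\label{lem:relcomm}
$((R_\omega)^s)'\cap R_\omega=\mathbb{C}$.
\end{lemma}

\begin{proof}
Let $R_{>l}^\nu=\{x\in R_{>l}:\nu(x)=x\}$ and $v_l=w_l^{-3}v$. Then $v_l$ commutes with $R_{\le l}$, implements $\nu^3$ on $R_{>l}$ and so commutes with $R_{>l}^\nu$; also $v_l^3=w_l^{-9}v^3=1$ (as $v$ commutes with $w_l$) and $\tau(v_l)=\tau(v_l^2)=0$. We first compute a finite-level version of the relative commutant.

(i) $(R_{>l}^\nu)'\cap R_{>l}=\mathbb{C}$. The flip unitaries of two positions $i,j>l$ commute with $V_iV_j$, so lie in $R_{>l}^\nu$. If $y\in R_{>l}$ commutes with all of them, it is invariant under every finite permutation $\pi$ of the positions $>l$. Given $\varepsilon>0$, take $y'$ supported in finitely many positions $>l$ with $\|y-y'\|_2\le\varepsilon$ and $\|y'\|_2\le\|y\|_2$, and let $\pi$ move these positions off themselves. Then $\langle\pi(y'),y'\rangle=|\tau(y')|^2$, and $\|y\|_2^2=\langle\pi(y),y\rangle$ differs from it by at most $2\varepsilon\|y\|_2$. Letting $\varepsilon\to0$ gives $\|y\|_2=|\tau(y)|$, so $y$ is scalar.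

(ii) $(R_{\le l}\cup R_{>l}^\nu)'\cap R=\operatorname{span}\{1,v_l,v_l^2\}$. Write an element of the left side uniquely as $\sum y_jv_l^j$ with $y_j\in R_0$. Since $v_l$ commutes with $R_{\le l}$ and $R_{>l}^\nu$, so does each $y_j$. Thus $y_j\in R_{>l}$, and $y_j$ is scalar by (i).

Now let $d=(d_n)\in R_\omega$ commute with $(R_\omega)^s$, $\|d_n\|\le1$. We choose a level $l(n)\to\infty$ at which $d_n$ almost lies in the algebra (ii). Put $\varepsilon_n(l)=\sup\{\|[d_n,x]\|_2:x\in(R_{\le l})_1\}$. As $R_{\le l}$ is finite-dimensional, $\lim_{n\to\omega}\varepsilon_n(l)=0$ for each $l$. Let $l(n)$ be the largest $l\in\{2,\dots,n\}$ with $\varepsilon_n(l)\le1/l$, and $l(n)=2$ if there is none. For each $L\ge2$ the set $\{n\ge L:\varepsilon_n(L)\le1/L\}$ belongs to $\omega$, and on it $l(n)\ge L$ and $\varepsilon_n(l(n))\le1/L$. So $\lim_\omega l(n)=\infty$ and $\lim_\omega\varepsilon_n(l(n))=0$.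

If $x_n\in(R_{>l(n)-1}^\nu)_1$, then $(x_n)\in(R_\omega)^s$: it commutes with each $R_{\le m}$ for $\omega$-most $n$, commutes with $v$, and is fixed by $s$. So $\|[d_n,x_n]\|_2\to0$. Choosing $x_n$ that attain at least half of the supremum, we get
\[
\delta_n:=\sup\{\|[d_n,x]\|_2:x\in(R_{>l(n)-1}^\nu)_1\}\to0\quad\text{along }\omega.
\]
Write $l=l(n)$ and note $R_{>l}^\nu\subset R_{>l-1}^\nu$. The groups $\mathcal{U}(R_{\le l})$ and $\mathcal{U}(R_{>l}^\nu)$ commute, and conjugation by an element of their product moves $d_n$ by at most $\varepsilon_n(l)+\delta_n$. By Lemma~\ref{lem:hull} and (ii) there is $d_n'=\sum_j\mu_{n,j}v_l^j$ with $\|d_n-d_n'\|_2\le\varepsilon_n(l)+\delta_n\to0$.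

The terms $v_l,v_l^2$ are removed by an element that straddles the cut; this is why $\delta_n$ was defined with $l-1$. Let $x=X_lX_{l+1}^{-1}\in R_{>l-1}^\nu$. Then $v_lxv_l^*=w_l^{-3}xw_l^3=\zeta^{-3}x$, so $xv_lx^*=\gamma v_l$. Since $|\gamma-1|^2=|\gamma^2-1|^2=3$,
\[
3\bigl(|\mu_{n,1}|^2+|\mu_{n,2}|^2\bigr)=\|xd_n'x^*-d_n'\|_2^2\le\bigl(\delta_n+2\|d_n-d_n'\|_2\bigr)^2\to0 .
\]
So $\|d_n-\mu_{n,0}\|_2\to0$ and $d$ is scalar.
\end{proof}

\begin{lemma}\label{lem:ct}
If $\beta\in\operatorname{Aut}(R)$ acts trivially on $R_\omega$, then $\beta$ is inner.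
\end{lemma}

\begin{proof}
Let $J_k\cong M_{2^k}(\mathbb{C})$ be increasing unital subalgebras with dense union in $R$, and $J_k^c=J_k'\cap R$, so that $R=J_k\otimes J_k^c$ and $J_k^c$ is a finite factor. If for every $k$ there were $c_k\in(J_k^c)_1$ with $\|\beta(c_k)-c_k\|_2>\frac12$, then $(c_k)\in R_\omega$ would not be fixed by $\beta^\omega$. So for some $k$ all elements $\beta(c)c^*$, $c\in\mathcal{U}(J_k^c)$, are within $\frac12$ of $1$. They form an orbit of the action $x\mapsto\beta(c)xc^*$, so Lemma~\ref{lem:hull} gives $y\ne0$ with $\beta(c)y=yc$ for $c\in J_k^c$. Two unital embeddings of a matrix algebra into a II$_1$ factor are unitarily conjugate, so there is $a\in\mathcal{U}(R)$ with $\operatorname{Ad}(a)\beta=\operatorname{id}$ on $J_k$. Then $\operatorname{Ad}(a)\beta=\operatorname{id}\otimes\beta_k$ with $\beta_k\in\operatorname{Aut}(J_k^c)$, and $\beta_k(c)\,ay=a\beta(c)y=ay\,c$. Write $ay=\sum e_{ij}\otimes y_{ij}$; then $\beta_k(c)y_{ij}=y_{ij}c$. By Lemma~\ref{lem:polar}, $y_{ij}^*y_{ij}$ is central in $J_k^c$, so some $y_{ij}\ne0$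 is a multiple of an isometry, hence of a unitary, which implements $\beta_k$.
\end{proof}

\begin{lemma}\label{lem:galois}
If $\rho\in\operatorname{Aut}(R)$ acts trivially on $(R_\omega)^s$, then $\rho=\operatorname{Ad}(r)s^i$ for some $r\in\mathcal{U}(R)$ and $i\in\{0,1,2\}$.
\end{lemma}

\begin{proof}
Write $\rho,s$ also for the induced maps on $R_\omega$. The sequence $c=(X_n^3)$ is a unitary in $R_\omega$ (it commutes with $v$ because $\nu^3(X_n^3)=\zeta^9X_n^3$), with $s(c)=\gamma c$ and $c^3=1$. For $y\in(R_\omega)^s$ also $cyc^*\in(R_\omega)^s$, so $\rho(c)y\rho(c)^*=\rho(cyc^*)=cyc^*$. Thus $c^*\rho(c)$ commutes with $(R_\omega)^s$, and by Lemma~\ref{lem:relcomm} $\rho(c)=\mu c$ with $\mu$ scalar; $c^3=1$ gives $\mu=\gamma^i$ for some $i$. Since $s^3=\operatorname{Ad}v$ is trivial on $R_\omega$, each $y\in R_\omega$ is the sum of $y_k=\frac13\sum_{j=0}^2\gamma^{-jk}s^j(y)$, $k=0,1,2$, with $s(y_k)=\gamma^ky_k$. Then $y_kc^{-k}\in(R_\omega)^s$, so $\rho(y_k)=y_kc^{-k}\rho(c)^k=\gamma^{ik}y_k=s^i(y_k)$. Hence $\rho s^{-i}$ is trivial on $R_\omega$,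 and Lemma~\ref{lem:ct} applies.
\end{proof}

\subsection{The scalar $\kappa$}
Call a triple $(\theta,W,\kappa)$ with $\theta\in\operatorname{Aut}(M)$, $W\in\mathcal{U}(M^\omega)$, $\kappa\in\mathbb{T}$ \emph{admissible} if
\begin{equation}\label{eq:adm}
\theta(x)=WxW^*\ \ (x\in M),\qquad\theta^\omega|_{M_\omega}=\operatorname{id},\qquad\theta^\omega(W)=\kappa W .
\end{equation}

\begin{lemma}\label{lem:adm}
\begin{enumerate}
\item[(a)] There is an admissible triple with $\kappa=\zeta^{-1}$.
\item[(b)] If $(\theta,W,\kappa)$ is admissible and $a\in\mathcal{U}(M)$, then $(\operatorname{Ad}(a)\theta,aW,\kappa)$ is admissible.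
\item[(c)] If $(\theta,W,\kappa)$ is admissible and $\Psi$ is an anti-automorphism of $M$, then the triple $(\Psi\theta\Psi^{-1},\Psi^\omega(W)^*,\bar\kappa)$ is admissible.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:Wn}, $W_nUW_n^*=W_ns(W_n^*)U=\zeta U$, and $\operatorname{Ad}W_n$ is trivial on $\mathcal{L}$ and tends to $s$ on $R$. So $\operatorname{Ad}W_n$ converges pointwise in $\|\cdot\|_2$ to a trace-preserving endomorphism $\theta_1$ of $M$ with $\theta_1|_{M_0}=\operatorname{id}\otimes s$, $\theta_1(U)=\zeta U$; it is onto. With $W_\infty=(W_n)\in R^\omega$ we have $\theta_1=\operatorname{Ad}W_\infty$ on $M$. On $R^\omega$, $\theta_1^\omega=s^\omega$; so $\theta_1^\omega$ is trivial on $M_\omega=(R_\omega)^s$ and $\theta_1^\omega(W_\infty)=\zeta^{-1}W_\infty$.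

(b) The first two conditions are immediate. Since $Wa^*=\theta(a)^*W$, we get $a\,\theta^\omega(aW)\,a^*=\kappa a\theta(a)Wa^*=\kappa aW$.

(c) For $x\in M$, $\Psi\theta\Psi^{-1}(x)=\Psi^\omega(W\Psi^{-1}(x)W^*)=\Psi^\omega(W)^*x\,\Psi^\omega(W)$. The map $\Psi^\omega$ preserves $M_\omega$. Finally $(\Psi\theta\Psi^{-1})^\omega(\Psi^\omega(W^*))=\Psi^\omega(\bar\kappa W^*)=\bar\kappa\Psi^\omega(W)^*$, because $\Psi$ is linear.
\end{proof}

The powers $(\theta_1^j,W_\infty^j,\zeta^{-j^2})$ are admissible too, and show the quadratic dependence on $j$ found in Section~\ref{sub:model}. The next proposition says that no other values of $\kappa^3$ occur.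

\begin{proposition}\label{prop:kappa}
Every admissible triple satisfies $\kappa^3\in\{1,\bar\gamma\}$.
\end{proposition}

\begin{proof}
We normalize $(\theta,W)$ by replacements as in Lemma~\ref{lem:adm}(b).

\emph{Step 1: we may assume $\theta|_{\mathcal{L}}=\operatorname{id}$ and $W\in R^\omega$.} The first condition in \eqref{eq:adm} and the spectral gap of $\mathcal{L}$ are used here. Let $W=(w_n')$ with $w_n'$ unitary. For $a\in\Sigma$,
\[
\|[w_m'^*w_n',\lambda_a]\|_2=\|w_n'\lambda_aw_n'^*-w_m'\lambda_aw_m'^*\|_2\le\|w_n'\lambda_aw_n'^*-\theta(\lambda_a)\|_2+\|w_m'\lambda_aw_m'^*-\theta(\lambda_a)\|_2 ,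
\]
and both terms tend to $0$ along $\omega$. By Lemma~\ref{lem:gapM} there is $m$ with $\lim_{n\to\omega}\|w_m'^*w_n'-E_R(w_m'^*w_n')\|_2\le\frac12$. Replacing with $a=w_m'^*$, we may assume $\|W-W'\|_2\le\frac12$ for $W'=E_{R^\omega}(W)$; so $W'\neq0$. Put $y=E_M(WW'^*)$. Since $W'$ commutes with $\mathcal{L}$, $\theta(x)WW'^*=WxW'^*=WW'^*x$, so $\theta(x)y=yx$ for $x\in\mathcal{L}$; and $\tau(y)=\|W'\|_2^2>0$. By Lemma~\ref{lem:polar} the polar part $y_0\ne0$ satisfies $\theta(x)y_0=y_0x$ and $y_0^*y_0\in\mathcal{L}'\cap M=R$.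

We enlarge $y_0$ to a unitary, using that $R$ is a factor. Choose a projection $p'\le y_0^*y_0$ in $R$ with $\tau(p')=1/n$, and let $q'=y_0p'y_0^*$. Lemma~\ref{lem:polar} applied to $y_0p'$ gives $q'\in\theta(\mathcal{L})'\cap M=\theta(R)$, and $\tau(q')=1/n$. Choose $e_i\in R$, $f_i\in\theta(R)$ ($1\le i\le n$) with $e_ie_i^*=p'$, $\sum e_i^*e_i=1$, $f_i^*f_i=q'$, $\sum f_if_i^*=1$, and put $a=\sum f_iy_0e_i$. Then $f_i^*f_j=\delta_{ij}q'$ and $y_0^*q'y_0=p'$, so $a^*a=\sum e_i^*p'e_i=1$ and $a$ is unitary. For $x\in\mathcal{L}$, $\theta(x)a=\sum f_i\theta(x)y_0e_i=\sum f_iy_0xe_i=ax$. After replacing $(\theta,W)$ by $(\operatorname{Ad}(a^*)\theta,a^*W)$ we have $\theta|_{\mathcal{L}}=\operatorname{id}$, so $W\in\mathcal{L}'\cap M^\omega=R^\omega$.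

\emph{Step 2: we may also assume $\theta|_R=s^j$.} Now $\theta(R)=R$ because $R=\mathcal{L}'\cap M$, and $\theta$ is trivial on $M_\omega=(R_\omega)^s$ by the second condition in \eqref{eq:adm}. By Lemma~\ref{lem:galois}, $\theta|_R=\operatorname{Ad}(r)s^j$. Replacing with $a=r^*\in R$ preserves the conclusions of Step 1.

\emph{Step 3: computing $\kappa$.} Let $b=\theta(U)U^*=WUW^*U^*=Ws^\omega(W^*)$. It lies in $M$ and commutes with $\mathcal{L}$, so $b\in R$. For $x\in R$,
\[
s^{j+1}(x)=\theta(UxU^*)=bUs^j(x)U^*b^*=bs^{j+1}(x)b^* ,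
\]
so $b$ is a scalar and $s^\omega(W)=\bar bW$. Hence $\kappa=\bar b^{\,j}$. Also $\bar b^{\,3}W=(s^3)^\omega(W)=vWv^*$, while $WvW^*=s^j(v)=\gamma^jv$ gives $vWv^*=\gamma^{-j}W$. So $\bar b^{\,3}=\gamma^{-j}$ and $\kappa^3=\gamma^{-j^2}$, which is $1,\bar\gamma,\bar\gamma$ for $j=0,1,2$.
\end{proof}

\begin{proposition}\label{prop:M}
$M\cong M\otimes R$, so $M^t\cong M$ for all $t>0$; and $M\not\cong M^{\mathrm{op}}$.
\end{proposition}

\begin{proof}
Let $\phi_n$ be the flip of positions $n,n+1$. The sequences $(V_n)$ and $(\phi_n)$ have terms in $R_{>n-1}^\nu$, so lie in $(R_\omega)^s=M_\omega$, and $\|[V_n,\phi_n]\|_2=\|V_n-V_{n+1}\|_2=\sqrt2$ since $\operatorname{tr}V=0$. By (V3), $M\cong M\otimes R$, and $M^t\cong M\otimes R^t\cong M$. If $M$ had an anti-automorphism, Lemma~\ref{lem:adm}(a),(c) would give an admissible triple with $\kappa=\zeta$, $\kappa^3=\gamma$, contradicting Proposition~\ref{prop:kappa}.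
\end{proof}

\subsection{A dense exact subalgebra}
Let $D_R\subset R$ be the norm closure of $\bigcup_n(R_{\le n}+R_{\le n}v+R_{\le n}v^2)$, an AF algebra. Let $D_0=C_r^*(\Lambda_0)\otimes D_R\subset M_0$ and $D=D_0+D_0U+D_0U^2\subset M$.

\begin{lemma}\label{lem:D}
$D$ is a unital separable exact C$^*$-algebra, weakly dense in $M$.
\end{lemma}

\begin{proof}
Since $\sigma(D_0)=D_0$, $U^3=z\in D_0$ and $U^*=z^*U^2$, the space $D$ is a $*$-algebra. It is norm closed because the coefficient maps $x\mapsto E_{M_0}(xU^{-k})$ are bounded and $D_0$ is closed. Separability and weak density are inherited from $D_0\subset M_0$. For $x\in D$ put $x_{ij}=E_{M_0}(U^{-i}xU^j)\in D_0$, $0\le i,j\le2$. Then $xU^j=\sum_iU^ix_{ij}$, so $x\mapsto(x_{ij})$ is an injective $*$-homomorphism $D\to M_3(D_0)$. The algebra $C_r^*(\Lambda_0)$ of a free group is exact and $D_R$ is nuclear, so $D_0$, $M_3(D_0)$ and the subalgebra $D$ are exact.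
\end{proof}

\section{The algebra $B$ and its K-theory}\label{sec:B}

Let $A_1=\{f\in C([0,1],D):f(0)\in\mathbb{C}1\}$ with the faithful trace $\tau_1(f)=\int_0^1\tau(f(t))\,dt$. Let $A_2=C([-2,2])$ with the faithful trace $\tau_2$ given by the semicircle law $\mu$, and let $h\in A_2$ be the coordinate function. Since $A_1\supset C_0((0,1])\otimes D$, we have $\pi_{\tau_1}(A_1)''=P:=L^\infty[0,1]\otimes M$. Put
\[
B=(A_1,\tau_1)*_r(A_2,\tau_2),\qquad N=\pi_\tau(B)''=P*W^*(h),
\]
where $\tau=\tau_B$ is the free product trace. Let $G_\mu:[-2,2]\to[0,1]$ be the distribution function of $\mu$; it is continuous and pushes $\mu$ to Lebesgue measure. The unitaries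
\begin{equation}\label{eq:abc}
a_0(t)=e^{2\pi it}1\ \text{ in }A_1,\qquad b_0=e^{2\pi iG_\mu},\quad c_0'=e^{4\pi iG_\mu}\ \text{ in }A_2
\end{equation}
satisfy $\tau(a_0)=\tau(b_0)=\tau(c_0')=\tau(b_0^*c_0')=0$.

\begin{proposition}\label{prop:Bbasic}
$B$ is unital, separable, exact and simple, and $\tau_B$ is its only tracial state.
\end{proposition}

\begin{proof}
$A_1\subset C([0,1])\otimes D$ is exact by Lemma~\ref{lem:D}, and reduced free products of exact algebras are exact \cite{Dykema}. By Avitzour's theorem \cite[Prop.~3.1]{Avitzour}, a reduced free product with respect to faithful traces is simple with a unique trace as soon as there are unitaries with the four vanishing traces just listed.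
\end{proof}

Both $A_1$ and $A_2$ contract to $\mathbb{C}$ through $f\mapsto f(r\,\cdot)$. These maps do not preserve the traces, so they act on the full free product but not on $B$; indeed at $r=0$ they would give a character of the simple algebra $B$. We therefore compare $B$ with the full free product in KK-theory.

\subsection{KK-theory}
For separable C$^*$-algebras $B_1,B_2$, the group $KK(B_1,B_2)$ comes with an associative bilinear product $KK(B_1,B_2)\times KK(B_2,B_3)\to KK(B_1,B_3)$, written $\otimes$. A homomorphism $\phi$ defines a class $[\phi]$ depending only on its homotopy class, $[\phi]\otimes[\phi']=[\phi'\circ\phi]$, $1_{B_1}=[\operatorname{id}]$, and $KK(\mathbb{C},B_2)=K_0(B_2)$. An invertible class is a \emph{KK-equivalence}; it induces isomorphisms on $K_0$ and $K_1$. Let $\mathcal{E}$ be a countably generated Hilbert $B_2$-module, with adjointable operators $\mathcal{B}(\mathcal{E})$ and compact operators $\mathcal{K}(\mathcal{E})$. Two homomorphisms $\varphi,\vartheta:B_1\to\mathcal{B}(\mathcal{E})$ with $\varphi(b)-\vartheta(b)\in\mathcal{K}(\mathcal{E})$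 for all $b$ define a class $[\varphi,\vartheta]$, represented by the Kasparov module $\mathcal{E}\oplus\mathcal{E}$ with action $\varphi\oplus\vartheta$ and the operator exchanging the summands. We use:
\begin{enumerate}
\item[(K1)] for $\phi:B_2\to B_3$, $[\varphi,\vartheta]\otimes[\phi]=[\varphi\otimes1,\vartheta\otimes1]$ on $\mathcal{E}\otimes_\phi B_3$;
\item[(K2)] $[\varphi_t,\vartheta]$ is independent of $t$ if $t\mapsto\varphi_t(b)$ is norm continuous for each $b$;
\item[(K3)] the class is additive under direct sums, $[\vartheta,\vartheta]=0$, and for unital $B_1=B_2=\mathcal{E}$ with left multiplication $L$ we have $\mathcal{K}(\mathcal{E})=\mathcal{B}(\mathcal{E})=B_1$ and $[L,0]=1_{B_1}$.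
\end{enumerate}
The set of $b$ with $\varphi(b)-\vartheta(b)$ compact is a closed subalgebra, so compactness need only be checked on generators.

\begin{proposition}\label{prop:KK}
The unit map $\iota:\mathbb{C}\to B$ is a KK-equivalence. So $K_0(B)=\mathbb{Z}[1_B]$, $K_0(B)_+=\mathbb{Z}_{\ge0}[1_B]$ and $K_1(B)=0$.
\end{proposition}

\begin{proof}
Let $\mathbb{A}$ be the full unital free product of $A_1$ and $A_2$, $j:\mathbb{C}\to\mathbb{A}$ the unit map and $\Pi:\mathbb{A}\to B$ the canonical surjection, so $\iota=\Pi\circ j$.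

\emph{Step 1: $\mathbb{A}$ is contractible.} The unital endomorphisms $f\mapsto f(r\,\cdot)$ of $A_1$ and $A_2$, $r\in[0,1]$, induce a pointwise continuous path of endomorphisms of $\mathbb{A}$ from $j\circ\operatorname{ev}$ ($r=0$) to $\operatorname{id}$ ($r=1$), where $\operatorname{ev}$ is the character given by evaluation at $0$; here we use $f(0)\in\mathbb{C}1$ for $f\in A_1$. So $[\operatorname{ev}]\otimes[j]=1_{\mathbb{A}}$.

\emph{Step 2: a class $\eta\in KK(B,\mathbb{A})$.} We need a representation of $B$ on a Hilbert $\mathbb{A}$-module. There is no homomorphism $B\to\mathbb{A}$ at hand, but $B$ is a module over each $A_k$ through the expectation, and $A_k\subset\mathbb{A}$.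

Let $H=L^2(B,\tau)$ with vacuum vector $\Omega=1$. Then $H=\mathbb{C}\Omega\oplus H_1^{\mathrm{r}}\oplus H_2^{\mathrm{r}}$, where $H_k^{\mathrm{r}}$ is the closed span of the reduced words whose rightmost letter is in $A_k^\circ$. Put $H(1)=\mathbb{C}\Omega\oplus H_2^{\mathrm{r}}$ and $H(2)=\mathbb{C}\Omega\oplus H_1^{\mathrm{r}}$. By (F), the expectation $E_k$ of $N$ onto $A_k''$ maps each reduced word into $A_k$, hence maps $B$ onto $A_k$. Complete $B$ to a Hilbert $A_k$-module with $\langle x,y\rangle_{A_k}=E_k(x^*y)$; $B$ acts on it by left multiplication. The elements $xa$, with $a\in A_k$ and $x$ equal to $1$ or a reduced word with last letter not in $A_k$, span a dense subspace of $B$, and $\langle xa,yb\rangle_{A_k}=\tau(x^*y)a^*b$ by Lemma~\ref{lem:collapse}. So $xa\mapsto x\Omega\otimes a$ identifies the module with $H(k)\otimes A_k$. Tensoring over $A_k$ with $\mathbb{A}$ we obtain $\mathcal{V}_k=H(k)\otimes\mathbb{A}$ with a left action $\pi$ of $B$.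

We describe $\pi$ on $\mathcal{V}_1$; for $\mathcal{V}_2$ exchange the indices. Left multiplication changes only the first letter of a word, so it can remove the last letter only from a word of length one.
\begin{itemize}
\item For $a\in A_2$, the space $H(1)$ is invariant (a one-letter word in $A_2^\circ$ is sent into $A_2=\mathbb{C}1+A_2^\circ$), and $\pi(a)=a|_{H(1)}\otimes1$.
\item For $a\in A_1$, the space $H_2^{\mathrm{r}}$ is invariant and $\pi(a)=a\otimes1$ on $H_2^{\mathrm{r}}\otimes\mathbb{A}$, while $\pi(a)(\Omega\otimes y)=\Omega\otimes ay$.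
\end{itemize}
The sum $H(1)\oplus H(2)$ is $H$ with one extra vacuum vector. Accordingly let $H^+=H\oplus\mathbb{C}\Omega'$ with a unit vector $\Omega'$, and $\mathcal{E}_{\mathbb{A}}=H^+\otimes\mathbb{A}=(H\otimes\mathbb{A})\oplus(\Omega'\otimes\mathbb{A})$. There are two ways to decide which vacuum is the extra one, giving unitaries $\Phi_1,\Phi_2:\mathcal{V}_1\oplus\mathcal{V}_2\to\mathcal{E}_{\mathbb{A}}$ that are the identity on the tensor factor $\mathbb{A}$:
\[
\begin{array}{c|cccc}
 & \Omega\in H(1) & H_2^{\mathrm{r}}\subset H(1) & \Omega\in H(2) & H_1^{\mathrm{r}}\subset H(2)\\ \hline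
\Phi_1 & \Omega' & \operatorname{id} & \Omega & \operatorname{id}\\
\Phi_2 & \Omega & \operatorname{id} & \Omega' & \operatorname{id}
\end{array}
\]
For $a\in\mathbb{A}$ let $\rho(a)=(\Pi(a)\otimes1)\oplus L_a$, with $L_a$ left multiplication on $\Omega'\otimes\mathbb{A}$. For $a\in A_1$, the operator $\Phi_1\pi(a)\Phi_1^*$ is $a\otimes1$ on $H_2^{\mathrm{r}}\otimes\mathbb{A}$ and on $H(2)\otimes\mathbb{A}$, and $L_a$ on $\Omega'\otimes\mathbb{A}$; so it equals $\rho(a)$. By symmetry $\Phi_2\pi(a)\Phi_2^*=\rho(a)$ for $a\in A_2$. The unitary $u=\Phi_1\Phi_2^*$ exchanges $\Omega\otimes y$ and $\Omega'\otimes y$ and is the identity on the complement, so $u-1$ is compact. Thus $\varphi=\Phi_1\pi\Phi_1^*:B\to\mathcal{B}(\mathcal{E}_{\mathbb{A}})$ satisfies $\varphi=\rho$ on $A_1$ and $\varphi=u\rho(\cdot)u^*$ on $A_2$. Let $\vartheta(b)=(b\otimes1)\oplus0$. Since $L_a$ and $u-1$ are compact, $\varphi(b)-\vartheta(b)$ is compact for $b\in A_1\cup A_2$, hence for all $b\in B$. Put $\eta=[\varphi,\vartheta]$.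

\emph{Step 3: $\eta\otimes[\Pi]=1_B$.} By (K1), $\eta\otimes[\Pi]=[\varphi^B,\vartheta]$ on $\mathcal{E}_B=H^+\otimes B$, where $\varphi^B=\rho$ on $A_1$ and $u\rho(\cdot)u^*$ on $A_2$, and now $\rho(a)=(\Pi(a)\otimes1)\oplus L_{\Pi(a)}$. If $u$ were $1$, the class would visibly be $1_B$. So we rotate $u$ to $1$. Let $u_t$ be a continuous path in the unitary group of $\mathbb{C}^2=\operatorname{span}(\Omega,\Omega')$ from $u_0=1$ to the flip $u_1=u$, acting as $1$ on $H\ominus\mathbb{C}\Omega$ and on the factor $B$. Let $\rho_t:\mathbb{A}\to\mathcal{B}(\mathcal{E}_B)$ be the unital homomorphism equal to $\rho$ on $A_1$ and to $u_t\rho(\cdot)u_t^*$ on $A_2$. The difficulty is that $\rho_t$ is a priori defined only on the full free product. On $\mathcal{E}_{\mathbb{A}}$ it could not descend to $B$ at $t=0$ unless $\Pi$ were injective; on $\mathcal{E}_B$ it does.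

\emph{Claim: $\rho_t(\ker\Pi)=0$.} Since $B$ acts faithfully on $H$, we may compute on the Hilbert space $\mathcal{E}_B\otimes_BH=H^+\otimes H$. Let $\mathcal{C}=\mathbb{C}^2\otimes H$, let $e_1$ be the projection of $\mathbb{C}^2$ onto $\mathbb{C}\Omega'$, $e_2=u_te_1u_t^*$, and let $H_i^{\mathrm{l}}\subset H$ be the closed span of the reduced words with leftmost letter in $A_i^\circ$. For $a\in A_1^\circ$ we have $\rho_t(a)(\Omega\otimes x+\Omega'\otimes x')=a\Omega\otimes x+\Omega'\otimes ax'$. Conjugating the same formula by $u_t$ for $A_2^\circ$, we get for $a\in A_i^\circ$ and $\xi\in\mathcal{C}$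
\[
\rho_t(a)\xi\in(e_i\otimes a)\xi+H_i^{\mathrm{l}}\otimes H .
\]
If $i'\ne i$ and $a'\in A_{i'}^\circ$, then $\rho_t(a')$ acts on $H_i^{\mathrm{l}}\otimes H$ as $a'\otimes1$, prefixing a letter, with values in $H_{i'}^{\mathrm{l}}\otimes H$; the unitary $u_t$ is trivial on both spaces. By induction from the right, for a reduced word $a_1\cdots a_n$ with $a_l\in A_{i_l}^\circ$,
\[
\rho_t(a_1\cdots a_n)\xi\in(e_{i_1}\cdots e_{i_n}\otimes a_1\cdots a_n)\xi+H_{i_1}^{\mathrm{l}}\otimes H .
\]
The last space is orthogonal to $\mathcal{C}$. So for $c\in\mathbb{C}^2$,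
\[
\langle\rho_t(a_1\cdots a_n)(c\otimes\Omega),c\otimes\Omega\rangle=\langle e_{i_1}\cdots e_{i_n}c,c\rangle\,\tau(a_1\cdots a_n)=0 .
\]
Since $1$ and such words span a dense subspace of $\mathbb{A}$, the vector functional of $c\otimes\Omega$ is $\|c\|^2\,\tau\circ\Pi$. For $b\in B$, right multiplication $r_b$ on $H$ is bounded because $\tau$ is a trace, and $1\otimes r_b$ commutes with $\rho_t(\mathbb{A})$. So for $x\in\ker\Pi$,
\[
\|\rho_t(x)(c\otimes b\Omega)\|^2\le\|r_b\|^2\|\rho_t(x)(c\otimes\Omega)\|^2=\|r_b\|^2\|c\|^2\tau(\Pi(x^*x))=0 .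
\]
Thus $\rho_t(\ker\Pi)\mathcal{C}=0$, and $\rho_t(\ker\Pi)\rho_t(\mathbb{A})\mathcal{C}=0$ because $\ker\Pi$ is an ideal. Finally $\rho_t(\mathbb{A})\mathcal{C}$ is total in $H^+\otimes H$: it contains $\mathcal{C}$; it contains $a\Omega\otimes x=\rho_t(a)(\Omega\otimes x)$ for $a\in A_1^\circ$ and $a\Omega\otimes x=\rho_t(a)u_t(\Omega\otimes x)$ for $a\in A_2^\circ$; and further letters can be prefixed. This proves the claim.

Let $\rho_t':B\to\mathcal{B}(\mathcal{E}_B)$ be the induced homomorphisms. On $A_1\cup A_2$, hence on $B$, they are pointwise norm continuous in $t$ and agree with $\vartheta$ modulo compacts. Also $\rho_1'=\varphi^B$ and $\rho_0'(b)=(b\otimes1)\oplus L_b$. By (K2) and (K3), $[\varphi^B,\vartheta]=[\rho_0',\vartheta]=0+[L,0]=1_B$.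

\emph{Step 4.} Let $\eta'=\eta\otimes[\operatorname{ev}]\in KK(B,\mathbb{C})$. Then $\eta'\otimes[\iota]=\eta\otimes[\operatorname{ev}]\otimes[j]\otimes[\Pi]=\eta\otimes[\Pi]=1_B$. The integer $n=[\iota]\otimes\eta'\in KK(\mathbb{C},\mathbb{C})=\mathbb{Z}$ satisfies $n[1_B]=[\iota]\otimes\eta'\otimes[\iota]=[1_B]$ in $K_0(B)$; pairing with $\tau$ gives $n=1$. So $\eta'$ is inverse to $[\iota]$. A projection over $B$ has class $k[1_B]$ with $k$ equal to its trace, so $k\ge0$, and every $k\ge0$ occurs.
\end{proof}

\section{Recovering $M$ from $R\otimes N$}\label{sec:rigid}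

The goal of this section is Proposition~\ref{prop:rigid}: $R\otimes N\not\cong R\otimes N^{\mathrm{op}}$. Reversing a reduced word gives a reduced word, so freeness passes to opposites and
\[
N^{\mathrm{op}}=P^{\mathrm{op}}*W^*(h),\qquad P^{\mathrm{op}}=L^\infty[0,1]\otimes M^{\mathrm{op}} .
\]

\subsection{Canceling $R$}
All central sequences of $R\otimes N$ come from $R$, in a quantitative sense. This makes the position of $R$ nearly canonical.

\begin{lemma}\label{lem:full}
With the unitaries \eqref{eq:abc}, $\|\xi-\tau(\xi)1\|\le9\max_{x\in\{a_0,b_0,c_0'\}}\|x\xi-\xi x\|$ for $\xi\in L^2(N)$, where $\tau(\xi)=\langle\xi,1\rangle$; the same holds in $N^{\mathrm{op}}$. So $N$ and $N^{\mathrm{op}}$ are II$_1$ factors without property $\Gamma$.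
\end{lemma}

\begin{proof}
Write $L^2(N)\ominus\mathbb{C}=\mathcal{W}_1\oplus\mathcal{W}_2$, sorting reduced words by their first letter (index $1$ for $P$, $2$ for $W^*(h)$), with projections $p_1,p_2$, and let $U_x=\operatorname{Ad}x$. If $x\in P$ has trace zero and the word $y$ begins in $W^*(h)$, then $yx^*\in\mathcal{W}_2$ (if $y$ ends in $P$ it has at least two letters, so the first one survives), and $xyx^*\in\mathcal{W}_1$. The same holds with the two algebras exchanged. So $U_{a_0}\mathcal{W}_2\subset\mathcal{W}_1$ and $U_{b_0}\mathcal{W}_1,U_{c_0'}\mathcal{W}_1\subset\mathcal{W}_2$; the last two spaces are orthogonal since $U_{c_0'^*b_0}\mathcal{W}_1\subset\mathcal{W}_2\perp\mathcal{W}_1$. Hence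
\[
U_{a_0}p_2U_{a_0}^*\le p_1,\qquad U_{b_0}p_1U_{b_0}^*+U_{c_0'}p_1U_{c_0'}^*\le p_2 .
\]
Let $\xi\perp\mathbb{C}$, $\xi_i=p_i\xi$, and let $\varepsilon$ be the maximum of the commutator norms, so $\|U_x^*\xi-\xi\|\le\varepsilon$ for the three unitaries. The first inequality gives $\|\xi_2\|-\varepsilon\le\|p_2U_{a_0}^*\xi\|\le\|\xi_1\|$, and the second gives $\sqrt2(\|\xi_1\|-\varepsilon)\le\|\xi_2\|$. Therefore $\|\xi_1\|\le(\sqrt2+1)^2\varepsilon=(3+2\sqrt2)\varepsilon$, $\|\xi_2\|\le(4+2\sqrt2)\varepsilon$, and $\|\xi\|^2\le(41+28\sqrt2)\varepsilon^2\le81\varepsilon^2$. The same unitaries have the same traces in $N^{\mathrm{op}}$.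
\end{proof}

\begin{lemma}[cf.\ \cite{Popa10}]\label{lem:cancel}
If $N\otimes R\cong N^{\mathrm{op}}\otimes R$, then $N^{\mathrm{op}}\cong N^t$ for some $t>0$.
\end{lemma}

\begin{proof}
Let $\mathcal{N}=N\otimes R_1=N_2\otimes R_2$ with $N_2\cong N^{\mathrm{op}}$ and $R_1,R_2\cong R$. Let $x_1,x_2,x_3\in N_2$ be the unitaries of Lemma~\ref{lem:full}. Expanding $\xi=\sum\xi_i\otimes\eta_i$ along an orthonormal basis $(\eta_i)$ of $L^2(R_2)$ and applying the lemma to each $\xi_i$, we get $\|\xi-e_{R_2}\xi\|^2\le81\sum_{l=1}^3\|[x_l,\xi]\|^2$ for $\xi\in L^2(\mathcal{N})$.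

Let $J_k\cong M_{2^k}(\mathbb{C})$ be increasing with dense union in $R_1$. Given $\varepsilon>0$, for large $k$ each $x_l$ is within $\varepsilon$ in $\|\cdot\|_2$ of $\mathcal{A}_2:=N\otimes J_k$. Let $\mathcal{A}_1=J_k'\cap R_1$, a factor, so $\mathcal{N}=\mathcal{A}_1\otimes\mathcal{A}_2$. For $y\in\mathcal{U}(\mathcal{A}_1)$ we have $\|[x_l,y]\|_2\le2\varepsilon$, so for small $\varepsilon$, $\|y-E_{R_2}(y)\|_2\le\frac12$ and $\|E_{R_2}(y)\|_2\ge\frac12$. Hence $\mathcal{A}_1\prec_{\mathcal{N}}R_2$. Take $\psi:p\mathcal{A}_1p\to qR_2q$ and $v\in q\mathcal{N}p$ as in Theorem~\ref{thm:popa}. By Lemma~\ref{lem:polar} and (V6), $v^*v=p\otimes e$ with $e\in\mathcal{A}_2$, and $f=vv^*\in\psi(p\mathcal{A}_1p)'\cap q\mathcal{N}q=N_2\otimes Y_0$, where $Y_0=\psi(p\mathcal{A}_1p)'\cap qR_2q$.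

The isomorphism $\operatorname{Ad}v$ maps $p\mathcal{A}_1p\otimes e\mathcal{A}_2e$ onto $f\mathcal{N}f$ and $p\mathcal{A}_1p\otimes e$ onto $\psi(p\mathcal{A}_1p)f$. Comparing relative commutants by (V6), $e\mathcal{A}_2e\cong f(N_2\otimes Y_0)f$. The left side is an amplification of $N$, so a factor. Let $1\otimes z_f$ be the central support of $f$ in $N_2\otimes Y_0$. The center of the right side is isomorphic to the center of $Y=z_fY_0$, so $Y$ is a finite factor. It is injective, being the range of an expectation from $z_fR_2z_f$. By (V1), $Y\cong R$ or $Y\cong M_m(\mathbb{C})$. If $Y\cong R$, then by (V2) $N\cong N_2\otimes R^r\cong N_2\otimes R$ for some $r>0$, which has property $\Gamma$, contradicting Lemma~\ref{lem:full}. So $Y\cong M_m(\mathbb{C})$, and an amplification of $N$ is isomorphic to an amplification of $N^{\mathrm{op}}$.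
\end{proof}

\subsection{Locating $P$ in $P*W^*(h)$}
In Lemmas~\ref{lem:mix} and~\ref{lem:deform}, $P$ is \emph{any} tracial von Neumann algebra and $N=P*W^*(h)$ with $h$ semicircular; we will apply them to both $N$ and $N^{\mathrm{op}}$. The first lemma says that whatever intertwines a diffuse piece of $P$ back into $P$ already lies in $P$. For our $P$ it shows that $P$ is the relative commutant of its center, which is diffuse because of the cone. The second lemma gives an intrinsic condition, satisfied by this center, that forces a subalgebra into $P$.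

\begin{lemma}\label{lem:mix}
\begin{enumerate}
\item[(a)] As a $P$-$P$-bimodule, $L^2(N)\ominus L^2(P)$ is a multiple of $L^2(P)\otimes L^2(P)$; the elements $xwy$, with $x,y\in P$ and $w$ a reduced word beginning and ending in $W^*(h)$, are total in it.
\item[(b)] If $Q_0\subset fPf$ is diffuse with unit $f$, $T=Tf\in N$, and $\psi:Q_0\to P$ is a normal $*$-homomorphism with $\psi(y)T=Ty$ for $y\in Q_0$, then $T\in P$. In particular $Q_0'\cap fNf\subset P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The space is spanned by the reduced words containing a letter from $W^*(h)$; each is of the form $xwy$, and each $xwy$ is a sum of such words. For $w,w'$ as stated and $x\in P$, the product $w^*x^\circ w'$ is a reduced word annihilated by $E_P$, and $E_P(w^*w')=\tau(w^*w')$ by Lemma~\ref{lem:collapse}; so $E_P(w^*xw')=\tau(x)\tau(w^*w')$. Hence $\langle x'w'y',xwy\rangle=\tau(x^*x')\tau(w^*w')\tau(y^*y')$, and $xwy\mapsto x\otimes w\otimes y$ is a bimodule isomorphism onto $L^2(P)\otimes\mathcal{H}\otimes L^2(P)$, where $\mathcal{H}$ is the closed span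 of the $w$.

(b) Let $T_1=T-E_P(T)$. Then $\psi(y)T_1=T_1y$ and $T_1=T_1f$. Take unitaries $y_k\in Q_0$ with $y_k\to0$ weakly. Then $\psi(y_k)T_1y_k^*=T_1$, so $\|T_1\|_2^2=\langle\psi(y_k)T_1y_k^*,T_1\rangle$. The contractions $\xi\mapsto\psi(y_k)\xi y_k^*$ tend weakly to $0$ on $L^2(P)\otimes L^2(P)$, since on elementary tensors the coefficients are $\langle\psi(y_k)a,c\rangle\langle by_k^*,d\rangle\to0$. By (a), $T_1=0$. The last assertion is the case $\psi=\operatorname{id}$.
\end{proof}

\begin{lemma}\label{lem:deform}
Let $r\in N$ be a nonzero projection and $Q\subset rNr$ a diffuse von Neumann subalgebra with unit $r$, such that there is a unital normal homomorphism $\mathcal{L}\to Q'\cap rNr$. Then $Q\prec_NP$.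
\end{lemma}

The hypothesis on the commutant cannot be dropped: $Q=W^*(h)$ is diffuse, and $Q\not\prec_NP$. Indeed, let $u_k\in\mathcal{U}(Q)$ tend weakly to $0$, let $x_0,y_0\in Q$, and let $x'$ (resp.\ $y'$) be $1$ or a reduced word ending (resp.\ beginning) in $P$. Then $E_P(x'x_0u_ky_0y')=\tau(x_0u_ky_0)E_P(x'y')\to0$ by (F), and such products $x'x_0$, $y_0y'$ are total.

\begin{proof}
We add a second free semicircular element and rotate $h$ into it. The rotation fixes $P$ and moves everything else away from $N$. Spectral gap shows that small rotations barely move $Q$; a doubling argument transports this to the right angle, where the only common part of $N$ and its image is $P$.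

Let $\tilde N=N*W^*(h')=P*W^*(h)*W^*(h')$. The maps $h\mapsto\cos\theta\,h+\sin\theta\,h'$, $h'\mapsto-\sin\theta\,h+\cos\theta\,h'$, together with the identity on $P$, define a one-parameter group of trace-preserving automorphisms $\alpha_\theta$ of $\tilde N$. It is pointwise $\|\cdot\|_2$-continuous, being norm continuous on polynomials in $P,h,h'$. Let $\beta\in\operatorname{Aut}(\tilde N)$ with $\beta|_N=\operatorname{id}$, $\beta(h')=-h'$. On generators, $\beta\alpha_\theta\beta=\alpha_{-\theta}$; so $\beta\alpha_\theta(x)=\alpha_{-\theta}(x)$ for $x\in N$. Let $u_a\in Q'\cap rNr$ be the image of $\lambda_a$.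

\emph{Uniform convergence on $\mathcal{U}(Q)$.} By Lemma~\ref{lem:mix}(a) for $N\subset\tilde N$, the space $r(L^2(\tilde N)\ominus L^2(N))r$ is a multiple of $rL^2(N)\otimes L^2(N)r$. The representation $a\mapsto u_a$ on $rL^2(N)$ extends to a unital normal representation of $\mathcal{L}$, so it is contained in a multiple of $\lambda$. By Fell's principle so is $\xi\mapsto u_a\xi u_a^*$, and \eqref{eq:gap} gives $c_0\|\xi\|^2\le\sum_{a\in\Sigma}\|[u_a,\xi]\|^2$ on this space. For $x\in\mathcal{U}(Q)$ let $\xi=(1-e_N)(r\alpha_\theta(x)r)$. Then $[u_a,\xi]=(1-e_N)(r[u_a,\alpha_\theta(x)]r)$, and since $\alpha_\theta(x)$ commutes with $\alpha_\theta(u_a)$,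
\[
\|[u_a,\xi]\|_2\le\|[u_a-\alpha_\theta(u_a),\alpha_\theta(x)]\|_2\le2\|\alpha_\theta(u_a)-u_a\|_2 .
\]
Also $\alpha_\theta(x)=\alpha_\theta(r)\alpha_\theta(x)\alpha_\theta(r)$ gives $\|\alpha_\theta(x)-r\alpha_\theta(x)r\|_2\le2\|\alpha_\theta(r)-r\|_2$. These bounds involve finitely many elements and not $x$, so
\[
\delta(\theta):=\sup_{x\in\mathcal{U}(Q)}\|\alpha_\theta(x)-E_N(\alpha_\theta(x))\|_2\to0\qquad(\theta\to0).
\]
Applying $\beta$ gives $\|\alpha_{-\theta}(x)-E_N(\alpha_\theta(x))\|_2\le\delta(\theta)$. Hence $\|\alpha_{2\theta}(x)-x\|_2=\|\alpha_\theta(x)-\alpha_{-\theta}(x)\|_2\le2\delta(\theta)$.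

\emph{An intertwiner at a small angle.} Choose $\theta_0=\pi/2^m$, $m\ge1$, with $\|\alpha_{\theta_0}(x)-x\|_2\le\frac12\|r\|_2$ for all $x\in\mathcal{U}(Q)$. The elements $x\alpha_{\theta_0}(x)^*$ are within $\frac12\|r\|_2$ of $xx^*=r$ and form an orbit of the action $\xi\mapsto x\xi\alpha_{\theta_0}(x)^*$ of $\mathcal{U}(Q)$ on $rL^2(\tilde N)\alpha_{\theta_0}(r)$. Lemmas~\ref{lem:hull} and~\ref{lem:polar} give, for $\theta=\theta_0$, a partial isometry $v\in\tilde N$ with
\begin{equation}\label{eq:inter}
v\ne0,\qquad v=rv,\qquad xv=v\alpha_\theta(x)\ \ (x\in Q).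
\end{equation}

\emph{Doubling the angle.} Let $v$ satisfy \eqref{eq:inter}. Then $vv^*\in Q'\cap r\tilde Nr$, which lies in $N$ by Lemma~\ref{lem:mix}(b) for $N\subset\tilde N$; here we use that $Q$ is diffuse. So $\beta(vv^*)=vv^*$. Applying $\beta$ to \eqref{eq:inter} and taking adjoints gives $\beta(v)^*x=\alpha_{-\theta}(x)\beta(v)^*$, hence
\[
\alpha_{-\theta}(x)\beta(v)^*v=\beta(v)^*xv=\beta(v)^*v\,\alpha_\theta(x).
\]
So $v_1=\alpha_\theta(\beta(v)^*v)$ satisfies $xv_1=v_1\alpha_{2\theta}(x)$. From $v\alpha_\theta(r)=rv=v$ we get $rv_1=v_1\alpha_{2\theta}(r)=v_1$. Moreover $\beta(v)^*vv^*\beta(v)=\beta(v^*vv^*v)=\beta(v^*v)$ is a nonzero projection, so $v_1$ is a nonzero partial isometry. After $m-1$ doublings we have a partial isometry $w$ satisfying \eqref{eq:inter} with $\theta=\pi/2$.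

\emph{The right angle.} Let $N^\sharp=\alpha_{\pi/2}(N)=P*W^*(h')$. Call a product of elements taken alternately from $N\ominus P$ and $N^\sharp\ominus P$ (the kernels of $E_P$) an \emph{alternating word}. An alternating word with a letter from $N\ominus P$ is annihilated by $E_{N^\sharp}$. To see this, approximate the letters one at a time in $\|\cdot\|_2$ by sums of elements $xwy$ as in Lemma~\ref{lem:mix}(a), and split each product of adjacent elements of $P$ into its trace and its centered part; one obtains reduced words for $P,W^*(h),W^*(h')$ containing a letter from $W^*(h)$, and (F) applies.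

Suppose $Q\not\prec_NP$, and let $u_k\in\mathcal{U}(Q)$ be a net with $\|E_P(xu_ky)\|_2\to0$ for $x,y\in N$. We claim that $\|E_{N^\sharp}(xu_ky)\|_2\to0$ for all $x,y\in\tilde N$. The $*$-algebra $\mathcal{S}$ generated by $N$ and $N^\sharp$ is $\|\cdot\|_2$-dense in $\tilde N$ and is the span of $P$ and all alternating words. So it is spanned by the products $x'x_0$ with $x_0\in N$ and $x'$ equal to $1$ or an alternating word ending in $N^\sharp\ominus P$, and also by their adjoints $y_0y'$. Since
\[
\|E_{N^\sharp}(xu_ky)-E_{N^\sharp}(\tilde xu_k\tilde y)\|_2\le\|x-\tilde x\|_2\|y\|+\|\tilde x\|\,\|y-\tilde y\|_2 ,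
\]
we can replace first $x$ and then $y$ by elements of $\mathcal{S}$, and so take $x=x'x_0$, $y=y_0y'$. Then
\[
xu_ky=x'E_P(x_0u_ky_0)y'+x'\bigl(x_0u_ky_0-E_P(x_0u_ky_0)\bigr)y'.
\]
The first term tends to $0$ in $\|\cdot\|_2$, and the second is an alternating word with a letter from $N\ominus P$. This proves the claim.

On the other hand $w^*u_kw=w^*w\,\alpha_{\pi/2}(u_k)$, where $\alpha_{\pi/2}(u_k)$ is a unitary of $r'N^\sharp r'$, $r'=\alpha_{\pi/2}(r)$, and $w=rw=wr'$ gives $w^*w\le r'$. So $d=E_{N^\sharp}(w^*w)$ is nonzero with $d=dr'$, and $\|E_{N^\sharp}(w^*u_kw)\|_2=\|d\,\alpha_{\pi/2}(u_k)\|_2=\|d\|_2$ for all $k$, a contradiction.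
\end{proof}

\subsection{Passing to a fiber}

\begin{lemma}\label{lem:fiber}
Let $M_1,M_2$ be II$_1$ factors, $P_i=L^\infty[0,1]\otimes M_i$, and $0\ne e_i\in P_i$ projections with $e_1P_1e_1\cong e_2P_2e_2$. Then a nonzero corner of $M_1$ is isomorphic to a nonzero corner of $M_2$.
\end{lemma}

\begin{proof}
Let $\Phi:e_1P_1e_1\to e_2P_2e_2$ be an isomorphism. View elements of $P_i$ as classes of bounded measurable functions $t\mapsto x(t)\in M_i$. Let $X_i=\{t:e_i(t)\ne0\}$; the center of $e_iP_ie_i$ is $L^\infty(X_i)e_i$. So $\Phi$ induces an isomorphism $L^\infty(X_1)\to L^\infty(X_2)$, which has the form $f\mapsto f\circ\phi$ for a Borel isomorphism $\phi:X_2\to X_1$ (modulo null sets) preserving null sets. Let $\operatorname{tr}_{i,t}$ be the normalized trace of $e_i(t)M_ie_i(t)$. The map $x\mapsto(t\mapsto\operatorname{tr}_{i,t}(x(t)))$ is the center-valued trace of $e_iP_ie_i$. By its uniqueness, for every $x\in e_1P_1e_1$,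
\begin{equation}\label{eq:fibertrace}
\operatorname{tr}_{2,t}(\Phi(x)(t))=\operatorname{tr}_{1,\phi(t)}(x(\phi(t)))\qquad\text{for a.e. }t\in X_2 .
\end{equation}
To find one $t$ that works for enough $x$, we use a countable algebra. Let $\mathcal{D}_i\subset M_i$ be countable and $\|\cdot\|_2$-dense, and let $\mathcal{A}\subset e_1P_1e_1$ be the countable $*$-algebra over $\mathbb{Q}(i)$ generated by $e_1$, the elements $e_1(1\otimes m)e_1$ ($m\in\mathcal{D}_1$) and $\Phi^{-1}(e_2(1\otimes m)e_2)$ ($m\in\mathcal{D}_2$). Fix representing functions for $x$ and $\Phi(x)$, $x\in\mathcal{A}$. Only countably many identities are involved, so for a.e.\ $t\in X_2$: the maps $x\mapsto x(\phi(t))$ and $x\mapsto\Phi(x)(t)$ are unital $*$-homomorphisms over $\mathbb{Q}(i)$ into the corners $e_1(\phi(t))M_1e_1(\phi(t))$ and $e_2(t)M_2e_2(t)$, \eqref{eq:fibertrace} holds on $\mathcal{A}$, and both images are $\|\cdot\|_2$-dense. Fix such a $t$. Applying \eqref{eq:fibertrace} to $x^*x$ shows that $x(\phi(t))\mapsto\Phi(x)(t)$ is well defined and $\|\cdot\|_2$-isometric.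 It extends to a unitary between the $L^2$-spaces of the two corners that intertwines left multiplication by $x(\phi(t))$ with left multiplication by $\Phi(x)(t)$. A $\|\cdot\|_2$-dense unital $*$-subalgebra generates the corner as a von Neumann algebra, so the corners are isomorphic.
\end{proof}

\subsection{The rigidity statement}

\begin{proposition}\label{prop:rigid}
$R\otimes N\not\cong R\otimes N^{\mathrm{op}}$.
\end{proposition}

\begin{proof}
Suppose the contrary. By Lemma~\ref{lem:cancel}, $N^{\mathrm{op}}\cong N^t$. If $t>1$, then $N\cong(N^{\mathrm{op}})^{1/t}$, and taking opposites $N^{\mathrm{op}}\cong N^{1/t}$; so we may assume $t\le1$. Choose a projection $p\in R\subset M\subset P$ of trace $t$ and an isomorphism $\varphi:N^{\mathrm{op}}\to pNp$. Let $Z=L^\infty[0,1]$ be the center of $P$, let $S=\varphi(P^{\mathrm{op}})$ and let $Q$ be the center of $S$. Thus $S\cong L^\infty[0,1]\otimes M^{\mathrm{op}}$ is of type II$_1$ with diffuse center. Transported by $\varphi$, Lemmas~\ref{lem:mix} and~\ref{lem:deform} apply to the pair $S\subset pNp$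 as well as to $P\subset N$; in particular $Q'\cap pNp=S$.

One embedding of a corner of $P$ into $S$ need not be onto a corner. So we embed in both directions and show that the composite, which carries a corner of $P$ into $P$, is inner in $P$; this forces both inclusions to be equalities.

\emph{Step 1: a corner of $P$ into $S$.} The algebra $Zp\cong Z$ is diffuse with unit $p$, and commutes with the unital normal image $\mathcal{L}p$ of $\mathcal{L}$; this is why $p$ was chosen in $R$, which commutes with $\mathcal{L}$. By Lemma~\ref{lem:deform}, $Zp\prec_{pNp}S$. Theorem~\ref{thm:popa} gives projections $q_1\in Zp$, $f_1\in S$, a unital normal $\psi_1:Zq_1\to f_1Sf_1$ and a nonzero partial isometry $w\in f_1Nq_1$ with $\psi_1(x)w=wx$. Then $g:=w^*w\in(Zq_1)'\cap q_1Nq_1\subset P$ by Lemmas~\ref{lem:polar} and~\ref{lem:mix}(b). For $y\in gPg$ and $x\in Zq_1$,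
\[
\psi_1(x)wyw^*=wxyw^*=wyxw^*=wyw^*\psi_1(x),
\]
and $\psi_1(Zq_1)$ is diffuse with unit $f_1$ by (V7). Lemma~\ref{lem:mix}(b) for $S\subset pNp$ gives $w(gPg)w^*\subset S$; in particular $ww^*\in S$.

\emph{Step 2: a corner of $S$ into $P$.} To be able to compose, we work under the central support $z_0\in Q$ of $ww^*$ in $S$. The algebra $Qz_0$ is diffuse, and its commutant in $z_0Nz_0$ contains the image of $\mathcal{L}$ under the unital normal homomorphism $\lambda_a\mapsto\varphi((\lambda_{a^{-1}})^{\mathrm{op}})z_0$. By Lemma~\ref{lem:deform}, $Qz_0\prec_NP$. We get $q\in Qz_0$, $f\in P$, $\psi:Qq\to fPf$ and $0\ne v\in fNq$ with $\psi(x)v=vx$. Then $e:=v^*v\in(Qq)'\cap qNq=q(Q'\cap pNp)q=Sq$ by (V6). For $y\in S$ and $x\in Qq$, $\psi(x)vyv^*=vxyv^*=vyxv^*=vyv^*\psi(x)$, and $\psi(Qq)$ is diffuse with unit $f$. So $vSv^*\subset P$ by Lemma~\ref{lem:mix}(b).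

\emph{Step 3: matching the range of $w$ with the source of $v$.} Let $\operatorname{ctr}$ be the center-valued trace of $S$. Since $0\ne e\le z_0$, there are $n$ and a projection $0\ne z_1\in Qz_0$ with $\operatorname{ctr}(e)z_1\ge\frac1nz_1$. As $gPg$ is of type II$_1$, $g=\sum_{i=1}^ng_i$ with projections $g_i$ equivalent in $gPg$. Then $ww^*=\sum wg_iw^*$ with summands equivalent in $S$, by Step 1. Hence $\operatorname{ctr}(wg_1w^*)=\frac1n\operatorname{ctr}(ww^*)\le\frac1n$, and $wg_1w^*$ has central support $z_0$. So $z_1wg_1w^*\ne0$ and $\operatorname{ctr}(z_1wg_1w^*)\le\frac1nz_1\le\operatorname{ctr}(z_1e)$. By (V5) there is $s_1\in S$ with $s_1^*s_1=z_1wg_1w^*$ and $s_1s_1^*\le e$.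

\emph{Step 4: the composite.} Put $T=vs_1w$. Since $s_1^*s_1\le ww^*$ and $s_1s_1^*\le v^*v$, the element $l:=TT^*=vs_1s_1^*v^*$ is a nonzero projection in $vSv^*\subset P$, and $k:=T^*T=w^*s_1^*s_1w=(w^*z_1w)g_1$. For $y\in gPg$, since $z_1$ is central in $S\ni wyw^*$,
\[
w^*z_1w\,y=w^*z_1(wyw^*)w=w^*(wyw^*)z_1w=y\,w^*z_1w .
\]
So $w^*z_1w\in(Zg)'\cap gNg\subset P$ by Lemma~\ref{lem:mix}(b), and $k$ is a nonzero projection in $gPg$. Let $S_1=(s_1s_1^*)S(s_1s_1^*)$. For $y\in kPk$,
\[
TyT^*=v\,s_1(wyw^*)s_1^*\,v^*\in vS_1v^*\subset lPl ,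
\]
and $y\mapsto TyT^*$ is a normal homomorphism on the diffuse algebra $kPk$ with $(TyT^*)T=Ty$. By Lemma~\ref{lem:mix}(b), $T\in P$. Therefore $lPl=T(kPk)T^*\subset vS_1v^*\subset lPl$. As $\operatorname{Ad}v$ is injective and multiplicative on $S_1$, we get $S_1\cong lPl$.

Thus a nonzero corner of $L^\infty[0,1]\otimes M^{\mathrm{op}}$ is isomorphic to a nonzero corner of $L^\infty[0,1]\otimes M$. By Lemma~\ref{lem:fiber}, $(M^{\mathrm{op}})^{t_1}\cong M^{t_2}$ for some $t_1,t_2>0$. Since $M$, and hence $M^{\mathrm{op}}$, is isomorphic to all its amplifications, $M\cong M^{\mathrm{op}}$. This contradicts Proposition~\ref{prop:M}.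
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

The Jiang--Su algebra $\mathcal{Z}$ is an infinite-dimensional simple separable unital nuclear C$^*$-algebra with $\mathcal{Z}\otimes\mathcal{Z}\cong\mathcal{Z}$ and the Elliott invariant of $\mathbb{C}$. We use the following theorems.
\begin{enumerate}
\item[(Z1)] Every infinite-dimensional simple unital AF algebra is $\mathcal{Z}$-absorbing \cite{JiangSu}.
\item[(Z2)] A simple unital finite $\mathcal{Z}$-absorbing algebra has stable rank one \cite[Thm.~6.7]{Rordam}.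
\item[(Z3)] A simple unital exact finite $\mathcal{Z}$-absorbing algebra $A$ has real rank zero if and only if the image of $K_0(A)$ in the space $\operatorname{Aff}(T(A))$ of continuous affine functions is uniformly dense \cite[Thm.~7.2]{Rordam}.
\item[(Z4)] For a simple unital stably finite $\mathcal{Z}$-absorbing algebra, $K_0$ is weakly unperforated: $nx\in K_0(A)_+\setminus\{0\}$ implies $x\in K_0(A)_+$ \cite{GJS}.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:second}(a)]
The minimal tensor product of simple algebras is simple and that of exact algebras is exact, so $A$ is simple, separable, unital and exact by Proposition~\ref{prop:Bbasic}. It is $\mathcal{Z}$-absorbing because $F$ is.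

\emph{Traces.} If $\tau\in T(A)$ and $a\in F_+$, then $b\mapsto\tau(a\otimes b)$ is a positive tracial functional on $B$, so equals $\tau(a\otimes1)\tau_B(b)$ by uniqueness of the trace. Hence $\sigma\mapsto\sigma\otimes\tau_B$ is an affine homeomorphism $T(F)\to T(A)$ whose inverse is restriction to $F\otimes1$. These spaces are nonempty, and traces on simple algebras are faithful; so $F$ and $A$ are stably finite, and $\operatorname{tsr}(A)=1$ by (Z2).

\emph{K-theory.} The map $\operatorname{id}_F\otimes\iota:F\to A$ is a KK-equivalence, with inverse the external product of $1_F$ with the class $\eta'$ of Proposition~\ref{prop:KK}. It induces isomorphisms $K_*(F)\cong K_*(A)$ that preserve the class of the unit and the pairings, as $(\sigma\otimes\tau_B)(p\otimes1)=\sigma(p)$. For the order, let $A'$ be $F$ or $A$. We claim that $x\in K_0(A')_+\setminus\{0\}$ if and only if $\tau_*(x)>0$ for all $\tau\in T(A')$. One direction is faithfulness of traces. For the other, every state on $(K_0(A'),K_0(A')_+,[1])$ comes from a trace, by the theorems of Blackadar--R\o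 rdam and Haagerup (exactness is used here). In an ordered group with order unit, an element on which all states are strictly positive has a positive integer multiple that is positive and nonzero (a Hahn--Banach argument). Now (Z4) gives $x\in K_0(A')_+$. So the order is determined by the pairing and is preserved, and $A$ has the Elliott invariant of $F$. The criterion (Z3) depends only on this invariant, so $\operatorname{RR}(A)=0$ if and only if $\operatorname{RR}(F)=0$.

\emph{Extreme traces.} Let $\sigma\in T(F)$ be extreme. Then $\pi_\sigma(F)''$ is a finite factor, injective because $F$ is nuclear, and infinite-dimensional because $\pi_\sigma$ is faithful and $F\cong F\otimes\mathcal{Z}$. By (V1) it is $R$. So $\pi_\tau(A)''\cong R\otimes N$ for \emph{every} extreme $\tau=\sigma\otimes\tau_B\in T(A)$. The same $\tau$ are the extreme traces of $A^{\mathrm{op}}$, and $\pi_\tau(A^{\mathrm{op}})''\cong(\pi_\tau(A)'')^{\mathrm{op}}\cong R\otimes N^{\mathrm{op}}$, since the map $A^{\mathrm{op}}\to(\pi_\tau(A)'')^{\mathrm{op}}$ has weakly dense range and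 preserves the trace.

\emph{No stable anti-automorphism.} Transposition gives $\mathcal{K}^{\mathrm{op}}\cong\mathcal{K}$, so $(A\otimes\mathcal{K})^{\mathrm{op}}\cong A^{\mathrm{op}}\otimes\mathcal{K}$. Suppose this is isomorphic to $A\otimes\mathcal{K}$. The image of $1\otimes e_{11}$ is equivalent to a projection $q$ in some $A_m=M_m(A)$, so $A^{\mathrm{op}}\cong qA_mq$. Since $A_m$ is simple and unital, there are $x_1,\dots,x_k\in A_m$ with $\sum x_i^*qx_i=1$. Any positive trace $\tau$ on $A_m$ satisfies $\tau(a)=\sum_i\tau(qx_iax_i^*q)$, so it is determined by its restriction to $qA_mq$. Conversely, for a positive trace $\tau'$ on $qA_mq$, the functional $\tau(a)=\sum_i\tau'(qx_iax_i^*q)$ is a trace, since $\tau(ab)=\sum_{i,j}\tau'(qx_iax_j^*q\cdot qx_jbx_i^*q)=\tau(ba)$; and it extends $\tau'$, since for $a=qaq$ we have $\tau(a)=\sum_i\tau'(ax_i^*qx_iq)=\tau'(a)$. So restriction is a linear bijection of the cones of positive traces, and an extreme tracial state of $qA_mq$ (one exists by the Krein--Milman theorem) is a multiple of the restriction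 of $\operatorname{Tr}\otimes\tau$ with $\tau\in T(A)$ extreme. The von Neumann algebra it generates is a nonzero corner of $M_m(R\otimes N)$, hence $\cong R^t\otimes N\cong R\otimes N$. For $A^{\mathrm{op}}$ it is $R\otimes N^{\mathrm{op}}$. This contradicts Proposition~\ref{prop:rigid}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The properties of $B$ are Propositions~\ref{prop:Bbasic} and~\ref{prop:KK}. An infinite-dimensional simple unital AF algebra $F$ is separable and nuclear, has a tracial state and real rank zero, and is $\mathcal{Z}$-absorbing by (Z1). So Theorem~\ref{thm:second}(a) applies. An isomorphism $A\cong A^{\mathrm{op}}$ would give $A\otimes\mathcal{K}\cong A^{\mathrm{op}}\otimes\mathcal{K}\cong(A\otimes\mathcal{K})^{\mathrm{op}}$.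
\end{proof}

\begin{remark}
For AF algebras the ordered K-theory of $A$ can be read off directly, without (Z4) or the description of states. Write $F=\varinjlim F_n$ with $F_n$ finite-dimensional and unital connecting maps. Each $F_n\otimes B$ is a direct sum of matrix algebras over $B$, so by Proposition~\ref{prop:KK} the map $F_n\to F_n\otimes B$ is an isomorphism on ordered $K_0$ and $K_1(F_n\otimes B)=0$. Both $K_*$ and the positive cone are continuous under inductive limits.
\end{remark}

Infinite-dimensionality of $F$ entered through (Z1) and through the factor $R$ in $\pi_\tau(A)''$. Without it the problem has no solution, for the following reason.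

\begin{lemma}\label{lem:cyclic}
Let $A$ be simple, unital and stably finite with $\operatorname{RR}(A)=0$ and $(K_0(A),K_0(A)_+)\cong(\mathbb{Z},\mathbb{Z}_{\ge0})$. Then $A$ is a matrix algebra, and so $A\cong A^{\mathrm{op}}$.
\end{lemma}

\begin{proof}
Let $[1_A]=n$. A nonzero projection $p\in A$ has $[p]\ge1$: if $[p]=0$, then $p\oplus1_k$ is equivalent to its proper subprojection $0\oplus1_k$ for some $k$, contradicting stable finiteness. Suppose $A$ is infinite-dimensional. Then it contains a self-adjoint element $a$ with infinite spectrum. Choose nonzero positive continuous functions $f_0,\dots,f_n$ on the spectrum with disjoint supports. The hereditary subalgebras $\overline{f_i(a)Af_i(a)}$ are nonzero and mutually orthogonal, and by real rank zero each contains a nonzero projection $p_i$. Then $n=[1_A]=\sum[p_i]+[1-\sum p_i]\ge n+1$, a contradiction. So $A$ is finite-dimensional and simple.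
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(b) and (c)]
(b) Here $F=M_n(\mathbb{C})$, whose ordered $K_0$-group is $(\mathbb{Z},\mathbb{Z}_{\ge0})$. Apply Lemma~\ref{lem:cyclic}.

(c) A subgroup of $\mathbb{R}$ is either cyclic or dense, and not both. Let $G$ be countable and not cyclic. After scaling, $1\in G$. The group $(G,G\cap\mathbb{R}_{\ge0},1)$ is totally ordered, hence unperforated with the Riesz interpolation property: it is a dimension group with order unit. It is simple because each positive element of $\mathbb{R}$ has a multiple exceeding any given number. Its only state is the inclusion: if $k/n\le x\le k'/n$, then $k\cdot1\le nx\le k'\cdot1$ in $G$, so every state $\varsigma$ has $k/n\le\varsigma(x)\le k'/n$. Every countable dimension group with order unit is the scaled ordered $K_0$-group of a unital AF algebra $F$, with ideals of $F$ corresponding to order ideals and tracial states to states. So $F$ is simple with a unique tracial state, and infinite-dimensional since $G\not\cong\mathbb{Z}$. The algebra $A=F\otimes B$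 of Theorem~\ref{thm:main} has all the required properties.

Conversely, let $K_0(A)$ be order isomorphic to a cyclic $G\subset\mathbb{R}$, with $A$ as in the statement. Then $G\ne0$ because $[1_A]\ne0$ by stable finiteness, so $(K_0(A),K_0(A)_+)\cong(\mathbb{Z},\mathbb{Z}_{\ge0})$, and Lemma~\ref{lem:cyclic} gives $A\cong A^{\mathrm{op}}$, a contradiction.
\end{proof}

\begin{remark}
Real rank zero cannot be omitted from Theorem~\ref{thm:second}(b). Part (a) with $F=\mathcal{Z}$ gives the simple separable stably finite unital algebra $\mathcal{Z}\otimes B$, which has stable rank one and the Elliott invariant of $\mathbb{C}$, and is not isomorphic to its opposite.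
\end{remark}

\begin{thebibliography}{9}

\bibitem{Avitzour} Avitzour, Trans. AMS 271 (1982).

\bibitem{Dykema} Dykema, Forum Math. 16 (2004).

\bibitem{GJS} Gong, Jiang and Su, Canad. Math. Bull. 43 (2000).

\bibitem{JiangSu} Jiang and Su, Amer. J. Math. 121 (1999).

\bibitem{Phillips} N.~Christopher Phillips, \emph{A simple separable C*-algebra not isomorphic to its opposite algebra}, arXiv:math/0208084 (2002).

\bibitem{Popa06} Popa, Invent. Math. 165 (2006).

\bibitem{Popa10} Popa, Proc. AMS 138 (2010).

\bibitem{Rordam} R\o rdam, Internat. J. Math. 15 (2004).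

\end{thebibliography}
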